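\title{A central limit theorem for translation lengths\\ on conjugacy classes of hyperbolic groups}

\begin{abstract}
Let $d$ and $d_*$ be strongly hyperbolic metrics on a non-elementary hyperbolic group $\Gamma$. We order the conjugacy classes of $\Gamma$ by their stable translation length for $d$ and prove that the translation length for $d_*$ satisfies a central limit theorem, with no assumption on the arithmeticity of the length spectrum. The variance vanishes exactly when the two metrics are roughly similar. The proof records each group element together with its two ends, its length and its normalized $d_*$-length; the limits of the resulting measures are invariant under $\Gamma\times\Gamma$, which makes the normalized length independent of everything else. An exact weight on pairs of boundary points then turns sums over elements into sums over conjugacy classes.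
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two lengths on one group}

Throughout, $\Gamma$ is a non-elementary hyperbolic group, that is, a word hyperbolic group that is neither finite nor virtually cyclic, and $o$ is its identity element. For a metric $d$ on $\Gamma$ the Gromov product is
\[
(x|y)_w=\tfrac12\bigl(d(w,x)+d(w,y)-d(x,y)\bigr),
\]
and $d$ is \emph{hyperbolic} if $(x|y)_w\ge\min\{(x|z)_w,(z|y)_w\}-\delta$ for some $\delta\ge0$ and all $x,y,z,w$. Let $\mathcal{D}_\Gamma$ be the set of left-invariant hyperbolic metrics on $\Gamma$ that are quasi-isometric, through the identity map, to a word metric for some (equivalently, any) finite generating set. A metric $d\in\mathcal{D}_\Gamma$ is \emph{strongly hyperbolic} in the sense of Nica--\v{S}pakula if there is $c>0$ such that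
\begin{equation}\label{eq:strong}
e^{-c(x|y)_w}\le e^{-c(x|z)_w}+e^{-c(z|y)_w}\qquad\text{for all }x,y,z,w\in\Gamma .
\end{equation}
Hyperbolicity controls Gromov products up to an additive constant. Condition \eqref{eq:strong} is a triangle inequality, and it makes the Gromov product a continuous function up to the boundary of $\Gamma$. A metric induced from a tree satisfies the hyperbolic inequality with $\delta=0$, hence \eqref{eq:strong} for every $c$.

The \emph{stable translation length} of $g\in\Gamma$ is $\ell_d(g)=\lim_{n\to\infty}d(o,g^n)/n$; the limit exists by subadditivity, and $\ell_d(g)\le d(o,g)$. It measures how fast $g$ moves points, independently of the point: it is constant on conjugacy classes, and we write $\ell_d[g]$ for its value on the class $[g]$. Also $\ell_d(g^n)=|n|\,\ell_d(g)$. The length spectrum $\{\ell_d[g]\}$ is \emph{arithmetic} if it is contained in $c'\mathbb{Z}$ for some $c'>0$, and \emph{non-arithmetic} otherwise. Two metrics $d,d_*$ are \emph{roughly similar} if $|\lambda d(x,y)-d_*(x,y)|\le C$ for some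 $\lambda,C>0$ and all $x,y$. In that case $\ell_{d_*}=\lambda\ell_d$. For general $d,d_*\in\mathcal{D}_\Gamma$ the two length functions are only comparable up to multiplicative constants, and one asks how $\ell_{d_*}$ is distributed among the objects of $d$-size about $T$.

For $\sigma>0$ let $\mathcal{N}_\sigma(t)=\frac1{\sigma\sqrt{2\pi}}\int_{-\infty}^te^{-s^2/(2\sigma^2)}\,ds$, and let $\mathcal{N}_0$ be the distribution function of the point mass at $0$. Convergence to $\mathcal{N}_\sigma(t)$ always means convergence for every $t\in\mathbb{R}$ if $\sigma>0$ and for every $t\ne0$ if $\sigma=0$. Our source for the question below, and for the following known result on counting group elements, is the paper of Cantrell and Pollicott \cite{CP}. We use this result without proof.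

\begin{theorem}[known result]\label{thm:known}
Let $d,d_*$ be strongly hyperbolic metrics on $\Gamma$. Suppose either that $\Gamma$ is not virtually free, or that $\Gamma$ is virtually free and $d$ has non-arithmetic length spectrum. Then there are $\tau>0$ and $\sigma^2\ge0$ such that, as $T\to\infty$,
\[
\frac{\#\{g\in\Gamma:\ d(o,g)<T,\ (\ell_{d_*}[g]-\tau T)/\sqrt T\le t\}}{\#\{g\in\Gamma:\ d(o,g)<T\}}\longrightarrow\mathcal{N}_\sigma(t).
\]
Moreover $\sigma^2=0$ if and only if $d$ and $d_*$ are roughly similar.
\end{theorem}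

Translation lengths are functions on conjugacy classes, so the comparison intrinsic to them counts each class once and orders the classes by $\ell_d$. The question is: \emph{for strongly hyperbolic $d,d_*$, is there $\tau>0$ such that the proportion of classes with $(\ell_{d_*}[g]-\tau T)/\sqrt T\le t$ among the classes with $\ell_d[g]<T$ converges to $\mathcal{N}_\sigma(t)$ for some $\sigma\ge0$?}

\subsection{Results}

The answer is yes, for every pair of strongly hyperbolic metrics. From now on $\ell=\ell_d$ and $\ell_*=\ell_{d_*}$.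

\begin{theorem}\label{thm:main}
Let $d,d_*$ be strongly hyperbolic metrics on a non-elementary hyperbolic group $\Gamma$. There are $\tau>0$ and $\sigma^2\ge0$ such that, as $T\to\infty$,
\[
\frac{\#\{[g]:\ \ell[g]<T,\ (\ell_*[g]-\tau T)/\sqrt T\le t\}}{\#\{[g]:\ \ell[g]<T\}}\longrightarrow\mathcal{N}_\sigma(t)
\]
for all $t\in\mathbb{R}$ if $\sigma>0$, and for all $t\ne0$ if $\sigma=0$. If $\Gamma$ is not virtually free, or $d$ has non-arithmetic length spectrum, then $\tau$ and $\sigma$ are those of Theorem~\ref{thm:known}. Moreover, $\sigma^2=0$ if and only if $d,d_*$ are roughly similar, if and only if $\ell_*=\lambda\ell$ on $\Gamma$ for some $\lambda>0$.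
\end{theorem}

\begin{theorem}\label{thm:variants}
With the same $\tau$ and $\sigma$, the convergence in Theorem~\ref{thm:main} remains true after any combination of the following changes, the restrictions being made in both numerator and denominator:
\begin{itemize}
\item[(a)] restrict to the classes $[g]$ whose image in a finite quotient $\Gamma/\Gamma_1$ lies in a fixed nonempty conjugation-invariant set;
\item[(b)] restrict to $T-L\le\ell[g]<T$ for a fixed $L$ (any $L>0$ if the length spectrum of $d$ is non-arithmetic, any sufficiently large $L$ otherwise);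
\item[(c)] restrict to primitive classes, that is, classes of elements that are not proper powers;
\item[(d)] replace $(\ell_*[g]-\tau T)/\sqrt T$ by $(\ell_*[g]-\tau\ell[g])/\sqrt{\ell[g]}$ (for $\ell[g]>0$).
\end{itemize}
\end{theorem}

Normalizing by $T$ rather than by $\ell[g]$ makes sense because of exponential growth: most classes with $\ell[g]<T$ have $\ell[g]$ within a bounded distance of $T$. For the elementary group $\mathbb{Z}$ with $d=d_*=|\cdot|$, the proportion in Theorem~\ref{thm:main} tends to $\min\{\tau,1\}$ for every $t$, which is not of the form $\mathcal{N}_\sigma(t)$. In (b), the word metric on a free group shows that small $L$ must be excluded in the arithmetic case, since a window of length less than $1$ can be empty.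

\subsection{The guess and the two difficulties}

In a free group with its word metric, a positive proportion of the words of length $n$ are cyclically reduced; these have $\ell(g)=d(o,g)$, and a typical class with $\ell[g]=n$ contains exactly $n$ of them. So a sum over classes should be $1/T$ times a sum over a subpopulation of the ball of radius $T$ of positive proportion, and one guesses that Theorem~\ref{thm:known} passes to classes with the same constants. Two things are missing.

First, a limit law for a population says nothing about a subpopulation whose proportion is positive but less than $1$. One needs the normalized length to be asymptotically \emph{independent} of the property that defines the subpopulation. Second, in a general hyperbolic group there are no cyclically reduced words. Counting the conjugates of $g$ whose axis passes near $o$ gives a number that is comparable to $\ell(g)$ only up to a bounded factor, and such a factor could be correlated with $\ell_*(g)$. One needs an \emph{exact} multiplicity.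

Section~\ref{sec:example} carries out the whole argument for the free group of rank two and lists what has to be replaced in general. Sections~\ref{sec:boundary} and~\ref{sec:conformal} set up the boundary and its conformal measure. Section~\ref{sec:weight} constructs the exact weight, Section~\ref{sec:limit} proves independence, and Section~\ref{sec:classes} combines the two. At that point the theorem is reduced to identifying one probability law on the line, which is done in Section~\ref{sec:law}: by Theorem~\ref{thm:known} when it applies, and by a transfer operator argument for virtually free groups. We never need an asymptotic formula for the number of elements in a ball; we work with subsequential limits, and this is why arithmetic spectra cause no loss.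

\paragraph{Conventions.} We write $|g|=d(o,g)$ and $|g|_*=d_*(o,g)$; by left-invariance $|g^{-1}|=|g|$ and $d(x,y)=|x^{-1}y|$. Cardinalities are denoted by $\#$. The letter $C$ denotes positive constants that may change from line to line. The compact space $\overline{\mathbb{R}}=[-\infty,\infty]$ carries the metric $\operatorname{dist}(z,z')=|\arctan z-\arctan z'|$. Since $\arctan$ is $1$-Lipschitz and the derivative of $u\mapsto\arctan(e^uz)$ is at most $\frac12$ in absolute value,
\begin{equation}\label{eq:rescale}
\operatorname{dist}(az+t,z)\le|t|+\tfrac12|\log a|\qquad(a>0,\ t\in\mathbb{R},\ z\in\overline{\mathbb{R}}).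
\end{equation}
We also write $\mathcal{N}_\sigma$ for the probability measure on $\mathbb{R}\subset\overline{\mathbb{R}}$ with that distribution function.

\section{The free group of rank two}\label{sec:example}

Let $\Gamma$ be free on $\mathsf{a},\mathsf{b}$, let $d$ be the word metric, and let $d_*$ be the metric in which the letters $\mathsf{a}^{\pm1}$ have length $\alpha>0$ and $\mathsf{b}^{\pm1}$ have length $\beta>0$. Both are induced from the Cayley tree, so both are strongly hyperbolic. The spectrum of $d$ consists of integers, so Theorem~\ref{thm:known} does not apply. The boundary is the space $\Sigma$ of infinite reduced words. For a reduced word $u$ let $[u]$ be the set of finite or infinite reduced words with prefix $u$; it is open and closed in $\overline{\Gamma}=\Gamma\cup\Sigma$. Let $\nu$ be the probability measure on $\Sigma$ with $\nu[u]=1/(4\cdot3^{k-1})$ for $|u|=k\ge1$.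

\paragraph{Elements.} In a uniformly random reduced word $g$ of length $n$, the first letter is uniform and each further letter is uniform among the three allowed ones. The types ($\mathsf{a}$ or $\mathsf{b}$) of the letters form a stationary two-state Markov chain that keeps its state with probability $\frac13$; its second eigenvalue is $-\frac13$. The indicators $\varepsilon_j$ of type $\mathsf{a}$ have mean $\frac12$ and covariances $\frac14(-\frac13)^{|i-j|}$, so the asymptotic variance of $\sum\varepsilon_j$ is $\frac14\bigl(1+2\sum_{j\ge1}(-\frac13)^j\bigr)=\frac18$. As $|g|_*=\beta n+(\alpha-\beta)\sum\varepsilon_j$, the central limit theorem for finite Markov chains shows that $z_n(g)=(|g|_*-\tau n)/\sqrt n$ converges in law to $\mathcal{N}_\sigma$ with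
\[
\tau=\frac{\alpha+\beta}2,\qquad\sigma^2=\frac{(\alpha-\beta)^2}8 .
\]

\paragraph{Independence.} Let $\Lambda^n$ be the law of $(g,g^{-1},z_n(g))$ on $\overline{\Gamma}\times\overline{\Gamma}\times\overline{\mathbb{R}}$ and let $\Lambda$ be a weak limit along a subsequence; it lives on $\Sigma\times\Sigma\times\overline{\mathbb{R}}$. We claim that $\Lambda=\nu\otimes\nu\otimes\mathcal{N}_\sigma$. Fix a reduced word $y$ and a continuous $\chi\ge0$ on $\overline{\mathbb{R}}$, and let $m$ be the measure on $\Sigma$ with $m[u]=\int1_{[u]}(\xi)1_{[y]}(\eta)\chi(z)\,d\Lambda$. If $u,u'$ have the same length $k$ and the same last letter, then $uw\mapsto u'w$ is a bijection between the words of length $n$ with prefix $u$ and those with prefix $u'$. It does not change the last $n-k$ letters, and it moves $z_n$ by at most $k\max\{\alpha,\beta\}/\sqrt n$. Hence $m[u]=m[u']$, so $m[u]=m_k(x)$ depends only on $k$ and on the last letter $x$ of $u$. There are $3^{k-1}$ words of length $k$ ending in a given letter, so $\sum_xm_k(x)=3^{1-k}m(\Sigma)$. Let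 $A$ be the $4\times4$ matrix with $A(x,x')=0$ if $x'=x^{-1}$ and $1$ otherwise. It is symmetric, it has the eigenvalue $3$ on constant vectors, and on their orthogonal complement it is minus a permutation matrix; so $A^j(x,x')=3^j/4+O(1)$. Splitting $[u]$ according to the next $j$ letters gives
\[
m[u]=\sum_{x'}A^j(x,x')\,m_{k+j}(x')=\Bigl(\frac{3^j}4+O(1)\Bigr)3^{1-k-j}m(\Sigma)\longrightarrow\nu[u]\,m(\Sigma)\qquad(j\to\infty).
\]
The same argument applied to $g^{-1}$ gives $m(\Sigma)=\nu[y]\int\chi\,d\Lambda$, and $\int\chi\,d\Lambda=\int\chi\,d\mathcal{N}_\sigma$ by the previous paragraph. This proves the claim. The mechanism is that bounded changes at the two ends of $g$ are invisible to $z_n$, and that a measure on $\Sigma$ respecting these changes is a multiple of $\nu$.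

\paragraph{The weight.} Let $\phi(\xi,\eta)=1$ if $\xi,\eta$ begin with different letters and $0$ otherwise. For $h\neq o$ let $h^\pm=\lim_{n\to\infty}h^{\pm n}\in\Sigma$; then $\phi(h^+,h^-)=1$ exactly when $h$ is cyclically reduced. If $g=u^p$ with $u$ cyclically reduced and not a proper power, the cyclically reduced conjugates of $g$ are its $|u|$ distinct cyclic rotations, and the centralizer of $g$ is $Z(g)=\langle u\rangle$. Thus
\[
\sum_{h\in[g]}\phi(h^+,h^-)=\frac{\ell(g)}{[Z(g):\langle g\rangle]} .
\]

\paragraph{Classes.} A word $g$ is cyclically reduced when $g$ and $g^{-1}$ begin with different letters, an open and closed condition of $\nu\otimes\nu$-measure $\frac34$. By independence there are $\sim\frac34\cdot4\cdot3^{n-1}=3^n$ such words of length $n$, and on them $z_n=(\ell_*-\tau n)/\sqrt n$ still converges in law to $\mathcal{N}_\sigma$. Only $O(3^{n/2})$ of them are proper powers, and each primitive class contains exactly $n$ of them. So there are $\sim3^n/n$ classes with $\ell=n$, and on them $(\ell_*-\tau n)/\sqrt n$ converges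 in law to $\mathcal{N}_\sigma$. All but a proportion $O(3^{-L})$ of the classes with $\ell<T$ have $\ell\ge T-L$, and for these the normalizations by $n$ and by $T$ differ by $o(1)$ by \eqref{eq:rescale}. This is Theorem~\ref{thm:main} for this pair, and $\sigma=0$ exactly when $\alpha=\beta$.

\paragraph{What changes in general.}
(1) The function $\phi$ has to be built, from a partition of unity (Lemma~\ref{lem:weight}).
(2) There are no length-preserving substitutions. Replacing $g$ by $h_1gh_2^{-1}$ changes $|g|$ by an amount that depends on the ends of $g$, so we record $|g|-T$ as a further coordinate and must then separate it from the ends (Lemma~\ref{lem:translate}).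
(3) The index $[Z(g):\langle g\rangle]$ need not be $1$ for most $g$. In $F\times S_3$ with $F$ free, the centralizer of $(u,e)$ with $u$ primitive is $\langle u\rangle\times C_{S_3}(e)$, and the index is $6$, $3$ or $2$ according to $e$. So we also record the image of $g$ in a finite quotient.
(4) The law for elements has to be identified without a finite Markov chain.

\section{The boundary, the Busemann cocycle and loxodromic elements}\label{sec:boundary}

\subsection{Standard facts}

Fix a finite generating set. A \emph{word geodesic} is a sequence $(x_j)$ in $\Gamma$, indexed by an interval of $\mathbb{Z}$, with $x_i$ and $x_j$ at word distance $|i-j|$. For $d\in\mathcal{D}_\Gamma$ we have $|i-j|/C-C\le d(x_i,x_j)\le C|i-j|$, and $d$-balls are finite.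

\begin{itemize}
\item[(F1)] The space $\overline{\Gamma}=\Gamma\cup\partial\Gamma$ is compact and metrizable, $\Gamma$ is a dense set of isolated points, and left multiplication extends to an action by homeomorphisms. Every point of $\partial\Gamma$ is the end of a word geodesic ray from $o$, and any two distinct points are the ends of a bi-infinite word geodesic. An element $g$ of infinite order is \emph{loxodromic}: $g^{\pm n}\to g^\pm$ as $n\to\infty$, where $g^+\ne g^-$ are the only fixed points of $g$ in $\partial\Gamma$. A non-elementary $\Gamma$ contains two loxodromic elements without common fixed point.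
\item[(F2)] For $d\in\mathcal{D}_\Gamma$ there is $C$ with $(x|z)_y\le C$ whenever $y$ lies on a word geodesic from $x$ to $z$. The same holds for the word geodesics of a finite-index subgroup. Indeed, by \cite[Theorem~4.1]{BS} the space $(\Gamma,d)$ embeds isometrically in a geodesic hyperbolic space, where word geodesics become uniform quasigeodesics and the Morse lemma applies. The Gromov boundary of $(\Gamma,d)$ is $\partial\Gamma$: a sequence $x_n\in\Gamma$ converges to a point of $\partial\Gamma$ if and only if $(x_n|x_m)_o\to\infty$, and two such sequences have the same limit if and only if $(x_n|y_n)_o\to\infty$.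
\item[(F3)] There are $v>0$ and $C$ with $C^{-1}e^{vR}\le\#\{g:|g|\le R\}\le Ce^{vR}$ for all $R\ge0$; see \cite{Coo}, and \cite[Theorem~2.3]{BHM} for $d\in\mathcal{D}_\Gamma$.
\item[(F4)] There are finitely many conjugacy classes of elements of finite order (these have $\ell=0$). Finite subgroups have order at most some $B_0$. The number $\ell_{\min}=\inf\{\ell(g):g\text{ loxodromic}\}$ is positive (Gromov for word metrics, hence for $d$ by quasi-isometry). The stabilizer of a pair $\{g^+,g^-\}$ is virtually cyclic. The kernel $E$ of the action on $\partial\Gamma$ is finite.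
\end{itemize}

Let $\partial^{(2)}\Gamma$ be the space of ordered pairs of distinct boundary points.

\subsection{Continuity up to the boundary}

Let $c$ be the constant in \eqref{eq:strong} and $\rho(x,y)=e^{-c(x|y)_o}$. By \eqref{eq:strong}, $|\rho(x,y)-\rho(x',y)|\le\rho(x,x')$. If $x_n$ converges to a boundary point then $\rho(x_n,x_m)\to0$ by (F2), so $\rho(x_n,y)$ is Cauchy uniformly in $y$. Hence $\rho$ extends continuously to $\overline{\Gamma}\times\overline{\Gamma}$, the triangle inequality persists, and $\rho(x,y)=0$ if and only if $x=y\in\partial\Gamma$. Setting $\bar\rho(x,y)=\rho(x,y)$ for $x\ne y$ and $\bar\rho(x,x)=0$ gives a metric on $\overline{\Gamma}$ that induces its topology. On $\partial\Gamma$ it equals $\rho$, and $B(\xi,r)$ denotes the open $\rho$-ball in $\partial\Gamma$. The Gromov product is thus a continuous function on $\overline{\Gamma}\times\overline{\Gamma}$ with values in $[0,\infty]$, finite off the diagonal of $\partial\Gamma$, and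
\begin{equation}\label{eq:hyp}
(x|z)_o\ge\min\{(x|y)_o,(y|z)_o\}-\delta_0,\qquad\delta_0=c^{-1}\log2 .
\end{equation}
For $y\in\Gamma$ put $(x|z)_y=(y^{-1}x|y^{-1}z)_o$. By continuity, (F2) holds for infinite word geodesics, and for $x,x'\in\Gamma$, $y\in\overline{\Gamma}$ we have $0\le(x|y)_o\le|x|$, $(x|y)_o+(o|y)_x=|x|$ and $|(x|y)_o-(x'|y)_o|\le d(x,x')$.

The change of length under left multiplication is $b(h,x)=|hx|-|x|$ for $h,x\in\Gamma$. The identities below are immediate for $x,y\in\Gamma$. The first one extends $b(h,\cdot)$ to a continuous function on $\overline{\Gamma}$ with $|b(h,\cdot)|\le|h|$, the \emph{Busemann cocycle}, and the others then hold for $x,y\in\overline{\Gamma}$ by continuity: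
\begin{align}
b(h,x)&=|h|-2(x|h^{-1})_o,\label{eq:b1}\\
b(h_1h_2,x)&=b(h_1,h_2x)+b(h_2,x),\label{eq:b2}\\
(hx|h)_o&=|h|-(x|h^{-1})_o,\label{eq:b3}\\
(hx|hy)_o&=(x|y)_o+\tfrac12\bigl(b(h,x)+b(h,y)\bigr).\label{eq:b4}
\end{align}
For loxodromic $g$,
\begin{equation}\label{eq:b5}
b(g,g^+)=\ell(g)=-b(g,g^-).
\end{equation}
Indeed $|g^{n+1}|-|g^n|=b(g,g^n)\to b(g,g^+)$, and the Ces\`aro means of the left side tend to $\ell(g)$; applying this to $g^{-1}$ and using $b(g^{-1},g^-)+b(g,g^-)=0$ from \eqref{eq:b2} gives the second equality. By \eqref{eq:b3}, $(gh|g)_o\ge|g|-|h|$, so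
\begin{equation}\label{eq:right}
\bar\rho(gh,g)\to0\quad\text{as }|g|\to\infty,\text{ for fixed }h\in\Gamma .
\end{equation}
All of this holds for $d_*$ as well, with cocycle $b_*$. The continuity of $b$, and with it the exact formula \eqref{eq:b5}, is the use we make of the strong hyperbolicity of $d$ in Sections~\ref{sec:boundary}--\ref{sec:classes}.

\begin{lemma}\label{lem:ray}
Let $\Gamma'\subset\Gamma$ have finite index. There is $C$ such that for all $\xi\in\partial\Gamma$ and $R\ge0$ some $k\in\Gamma'$ satisfies $\bigl||k|-R\bigr|\le C$ and $(k|\xi)_o\ge|k|-C$.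
\end{lemma}

\begin{proof}
Along a word geodesic ray $(x_j)$ from $o$ to $\xi$ the numbers $|x_j|$ start at $0$, tend to $\infty$ and have bounded increments, so one of them is within $C$ of $R$. Also $(x_j|\xi)_o=|x_j|-(o|\xi)_{x_j}\ge|x_j|-C$ by (F2). Multiply $x_j$ on the right by an element of a fixed finite set to land in $\Gamma'$; this changes $|x_j|$ and $(x_j|\xi)_o$ by a bounded amount.
\end{proof}

\subsection{Long elements and their fixed points}

\begin{lemma}\label{lem:NS}
\begin{itemize}
\item[(a)] If $g_n\to\xi$ and $g_n^{-1}\to\eta$ with $\xi,\eta\in\partial\Gamma$, then $g_nx\to\xi$ uniformly on $\{x\in\overline{\Gamma}:\rho(x,\eta)\ge\varepsilon\}$, for each $\varepsilon>0$.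
\item[(b)] Let $\Gamma'\subset\Gamma$ have finite index and let $Y\subset\partial\Gamma$ be finite. Then $\Gamma'$ contains a loxodromic element with no fixed point in $Y$. In particular $\Gamma'$ fixes no point of $\partial\Gamma$, and it contains two loxodromic elements without common fixed point.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For large $n$ we have $\rho(x,g_n^{-1})\ge\varepsilon/2$, so $(x|g_n^{-1})_o$ is bounded and $(g_nx|g_n)_o\to\infty$ uniformly by \eqref{eq:b3}.

(b) Take $u,w$ loxodromic without common fixed point (F1) and replace them by powers lying in $\Gamma'$. The fixed points $u^nw^\pm$ of $u^nwu^{-n}$ differ from $u^+$ and converge to $u^+$ by (a), so they leave $Y$ for large $n$.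
\end{proof}

The next lemma is the dictionary between the data $(g,g^{-1},|g|)$ of an element and the data $(g^+,g^-,\ell(g))$ of its axis. It is valid as long as the two ends stay apart.

\begin{lemma}\label{lem:lox}
\begin{itemize}
\item[(a)] If $g_n\to\xi$ and $g_n^{-1}\to\eta$ with $(\xi,\eta)\in\partial^{(2)}\Gamma$, then $g_n$ is loxodromic for large $n$, $g_n^+\to\xi$, $g_n^-\to\eta$, $\ell(g_n)-|g_n|\to-2(\xi|\eta)_o$, and $\ell_*(g_n)-|g_n|_*$ converges.
\item[(b)] If $K\subset\partial^{(2)}\Gamma$ is compact and the $g_n$ are distinct loxodromic elements with $(g_n^+,g_n^-)\in K$, then the hypothesis of (a) holds along a subsequence.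
\item[(c)] For compact $K\subset\partial^{(2)}\Gamma$ there is $C_K$ such that $0\le|g|-\ell(g)\le C_K$ for all loxodromic $g$ with $(g^+,g^-)\in K$, and $\#\{g:(g^+,g^-)\in K,\ \ell(g)\le R\}\le C_Ke^{vR}$ for $R\ge0$.
\item[(d)] Let $\delta>0$, let $K\subset\partial^{(2)}\Gamma$ be compact, and let $\mathcal{G}_{\delta,K}$ be the set of $g$ such that $\rho(g,g^{-1})\ge\delta$, or $g$ is loxodromic with $(g^+,g^-)\in K$. All but finitely many $g\in\mathcal{G}_{\delta,K}$ are loxodromic. As $|g|\to\infty$ in $\mathcal{G}_{\delta,K}$, the quantities $\bar\rho(g,g^+)$, $\bar\rho(g^{-1},g^-)$ and $\ell(g)-|g|+2(g|g^{-1})_o$ tend to $0$. The difference $\ell_*(g)-|g|_*$ is bounded on $\mathcal{G}_{\delta,K}$.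
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $U$ be the closed $\varepsilon$-ball about $\xi$ and $U'$ the open $\varepsilon$-ball about $\eta$ in $\partial\Gamma$, with $\varepsilon$ so small that $U\cap U'=\emptyset$ and $U\cup U'\ne\partial\Gamma$. For large $n$, Lemma~\ref{lem:NS}(a) gives $g_n(\partial\Gamma\setminus U')\subset U\subsetneq\partial\Gamma\setminus U'$. Then $g_n^k(\partial\Gamma\setminus U')\subset U$ for all $k\ge1$, so no power $g_n^k$ is trivial and $g_n$ is loxodromic. The set $\partial\Gamma\setminus U'$ has at least two points; choose $x\ne g_n^-$ in it. Then $g_n^kx\in U$ tends to $g_n^+$ as $k\to\infty$, so $g_n^+\in U$. Hence $g_n^+\to\xi$, and exchanging $g_n$ and $g_n^{-1}$ gives $g_n^-\to\eta$. By \eqref{eq:b5} and \eqref{eq:b1}, $\ell(g_n)=|g_n|-2(g_n^+|g_n^{-1})_o$, and the product tends to $(\xi|\eta)_o$. The same formula holds for $d_*$.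

(b) Pass to a subsequence with $g_n\to\xi$, $g_n^{-1}\to\eta$ in $\partial\Gamma$ and $(g_n^+,g_n^-)\to(\xi',\eta')\in K$. If $\xi'\ne\eta$, then $g_n^+=g_ng_n^+\to\xi$ by Lemma~\ref{lem:NS}(a), so $\xi'\in\{\xi,\eta\}$. The same argument with $g_n^-=g_ng_n^-$ gives $\eta'\in\{\xi,\eta\}$. As $\xi'\ne\eta'$, we get $\xi\ne\eta$.

(c) If $|g|-\ell(g)$ were unbounded, it would tend to $\infty$ along distinct elements, contradicting (b) and (a). The count follows from (F3).

(d) If an assertion failed, it would fail along a sequence of distinct $g_n\in\mathcal{G}_{\delta,K}$, and along each of its subsequences. Pass to a subsequence with $g_n\to\xi$, $g_n^{-1}\to\eta$ in $\partial\Gamma$. Either $\rho(g_n,g_n^{-1})\ge\delta$ infinitely often, and then $\rho(\xi,\eta)\ge\delta$, or (b) applies. In both cases $\xi\ne\eta$, and (a) together with $(g_n|g_n^{-1})_o\to(\xi|\eta)_o$ gives all the assertions along the subsequence.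
\end{proof}

\section{The conformal measure}\label{sec:conformal}

In Section~\ref{sec:example} independence came from a uniqueness property of $\nu$. The general form of that property is the uniqueness of conformal measures. For a subgroup $\Gamma'\subset\Gamma$, a finite Borel measure $m$ on $\partial\Gamma$ is \emph{$\Gamma'$-conformal} if
\begin{equation}\label{eq:conf}
m(hA)=\int_Ae^{-vb(h,\xi)}\,dm(\xi)\qquad(h\in\Gamma',\ A\text{ Borel});
\end{equation}
equivalently, $\int F\,dm=\int F(h\xi)e^{-vb(h,\xi)}\,dm(\xi)$ for Borel $F\ge0$.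

The series $Z_s=\sum_ge^{-s|g|}=s\int_0^\infty e^{-sR}\#\{g:|g|\le R\}\,dR$ converges for $s>v$ and tends to $\infty$ as $s\downarrow v$, by (F3). Let $\nu$ be a weak limit, along some $s\downarrow v$, of the probability measures $\nu_s=Z_s^{-1}\sum_ge^{-s|g|}\delta_g$ on $\overline{\Gamma}$. Since $Z_s\to\infty$, $\nu$ is carried by $\partial\Gamma$. From $|hg|=|g|+b(h,g)$ we get $\int F\,d\nu_s=\int F(hx)e^{-sb(h,x)}\,d\nu_s(x)$ for $F\in C(\overline{\Gamma})$, and since $b(h,\cdot)$ is continuous this passes to the limit. So $\nu$ is a $\Gamma$-conformal probability measure.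

\begin{lemma}\label{lem:conformal}
Let $\Gamma'\subset\Gamma$ have finite index and let $m\ne0$ be $\Gamma'$-conformal.
\begin{itemize}
\item[(a)] There is $C$ with $C^{-1}r^{v/c}\le m(B(\xi,r))\le Cr^{v/c}$ for $\xi\in\partial\Gamma$, $0<r\le1$.
\item[(b)] If $m'$ is a finite Borel measure with $m'(B(\xi,r))\le C_1m(B(\xi,r))$ for all $\xi\in\partial\Gamma$ and $0<r\le1$, then $m'\le C_2m$, where $C_2$ depends only on $m$ and $C_1$.
\item[(c)] Every $\Gamma'$-conformal measure is a multiple of $m$.
\end{itemize}
\end{lemma}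

\begin{proof}
(a) The idea is to blow a small ball up to definite size by an element of $\Gamma'$, for which the distortion in \eqref{eq:conf} is known. We first need that sets of definite size have definite mass: \emph{there are $r_0\in(0,1]$ and $\varepsilon>0$ with $m\{\eta:\rho(\eta,x)\ge r_0\}\ge\varepsilon$ for all $x\in\overline{\Gamma}$.} Otherwise there are $x_n\to x\in\overline{\Gamma}$ with $m\{\eta:\rho(\eta,x_n)\ge1/n\}\to0$. If $x\in\Gamma$, then $x_n=x$ eventually and $\rho(\eta,x)\ge e^{-c|x|}$ for all $\eta$, so $m=0$. If $x\in\partial\Gamma$, then for each $r>0$ and large $n$ we have $\{\rho(\cdot,x)\ge r\}\subset\{\rho(\cdot,x_n)\ge r/2\}$, so $m$ is a point mass at $x$. By \eqref{eq:conf} every $hx$ with $h\in\Gamma'$ is an atom, so $\Gamma'$ fixes $x$, contrary to Lemma~\ref{lem:NS}(b).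

For $k\in\Gamma'$ and $R\ge0$ let $\mathcal{O}_R(k)=\{\xi\in\partial\Gamma:(\xi|k)_o\ge|k|-R\}$. By \eqref{eq:b3}, $k^{-1}\mathcal{O}_R(k)=\{\eta:(\eta|k^{-1})_o\le R\}$, and on this set $|k|-2R\le b(k,\eta)\le|k|$ by \eqref{eq:b1}. With $R_0=c^{-1}\log(1/r_0)$, \eqref{eq:conf} gives
\[
m(\mathcal{O}_R(k))\le e^{2vR}e^{-v|k|}m(\partial\Gamma),\qquad m(\mathcal{O}_{R_0}(k))\ge\varepsilon e^{-v|k|}.
\]
Let $r=e^{-cR}$ with $R\ge0$, so $B(\xi,r)=\{\eta:(\eta|\xi)_o>R\}$ and $r^{v/c}=e^{-vR}$. Take $k$ from Lemma~\ref{lem:ray} with $|k|$ within $C$ of $R$. For $\eta\in B(\xi,r)$, \eqref{eq:hyp} gives $(\eta|k)_o\ge|k|-C-\delta_0$, so $B(\xi,r)\subset\mathcal{O}_{C+\delta_0}(k)$, which is the upper bound. Next take $k$ with $|k|$ within $C$ of $R+D$, where $D=2C+R_0+\delta_0+1$. For $\eta\in\mathcal{O}_{R_0}(k)$ we get $(\eta|\xi)_o\ge|k|-\max\{R_0,C\}-\delta_0>R$, so $\mathcal{O}_{R_0}(k)\subset B(\xi,r)$, which is the lower bound.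

(b) Let $A$ be compact and $U\supset A$ open with $m(U)\le m(A)+\varepsilon$. Cover $A$ by finitely many balls contained in $U$ of radii at most $\frac13$. By the finite Vitali covering lemma there are disjoint balls $B_i$ among them whose triples $3B_i$ cover $A$. By (a), $m(3B_i)\le C'm(B_i)$, so $m'(A)\le C_1\sum m(3B_i)\le C_1C'(m(A)+\varepsilon)$. Inner regularity extends the inequality to Borel sets.

(c) By (a) and (b), any two nonzero $\Gamma'$-conformal measures are mutually absolutely continuous. If $A$ is a $\Gamma'$-invariant Borel set with $m(A)>0$, then $m|_A$ is $\Gamma'$-conformal, so $m\ll m|_A$ and $A$ has full measure. Let $m'=fm$ be $\Gamma'$-conformal. Computing $m'(hA)$ with \eqref{eq:conf} for $m$ and for $m'$ gives $f\circ h=f$ almost everywhere, for each $h$ in the countable group $\Gamma'$. So each set $\{f>t\}$ agrees up to a null set with the invariant set $\bigcup_hh\{f>t\}$, hence is null or conull, and $f$ is constant almost everywhere.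
\end{proof}

Thus $\nu$ has full support and no atoms, and for each finite-index $\Gamma'$ every $\Gamma'$-conformal measure is a multiple of $\nu$. Also $\nu$ is doubling, so the Lebesgue differentiation theorem holds: if $D$ is a bounded Borel function, then almost every $\xi_0$ is a \emph{Lebesgue point}, meaning that the average of $|D-D(\xi_0)|$ over $B(\xi_0,r)$ tends to $0$ as $r\to0$. Borel sets $A_n$ \emph{shrink nicely} to $\xi_0$ if $A_n\subset B(\xi_0,r_n)$ with $r_n\to0$ and $\nu(A_n)\ge\varepsilon\nu(B(\xi_0,r_n))$ for a fixed $\varepsilon>0$. At a Lebesgue point the averages of $D$ over such sets tend to $D(\xi_0)$.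

\begin{lemma}\label{lem:blowup}
Let $\xi_0\in\partial\Gamma$ and let $k_n\to\xi_0$ be points of a word geodesic ray from $o$, chosen so that $k_n^{-1}$ converges to some $\zeta\in\partial\Gamma$. If $A$ is a Borel subset of a compact set $V\subset\partial\Gamma\setminus\{\zeta\}$ and $\nu(A)>0$, then the sets $k_nA$ shrink nicely to $\xi_0$.
\end{lemma}

\begin{proof}
For large $n$ and all $\eta\in V$ we have $(\eta|k_n^{-1})_o\le C_V$, so $(k_n\eta|k_n)_o\ge|k_n|-C_V$ by \eqref{eq:b3}. By (F2), $(k_n|\xi_0)_o\ge|k_n|-C$. By \eqref{eq:hyp}, $k_nV\subset B(\xi_0,r_n)$ with $r_n=C_V'e^{-c|k_n|}$, a ball of measure at most $C_V''e^{-v|k_n|}$. By \eqref{eq:conf} and $b(k_n,\cdot)\le|k_n|$ we have $\nu(k_nA)\ge e^{-v|k_n|}\nu(A)$.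
\end{proof}

\begin{lemma}\label{lem:fix}
If $\gamma\in\Gamma\setminus E$, then the set $\operatorname{Fix}\gamma$ of fixed points of $\gamma$ in $\partial\Gamma$ is $\nu$-null.
\end{lemma}

\begin{proof}
Otherwise there is $\xi_0\in\operatorname{Fix}\gamma$ that is a Lebesgue point of $1_{\operatorname{Fix}\gamma}$. Take $k_n,\zeta$ as in Lemma~\ref{lem:blowup}. By \eqref{eq:b4}, $(\gamma k_n|\xi_0)_o=(\gamma k_n|\gamma\xi_0)_o\ge(k_n|\xi_0)_o-|\gamma|\ge|k_n|-C$. By \eqref{eq:hyp}, $(\gamma k_n|k_n)_o\ge|k_n|-C$, so $d(\gamma k_n,k_n)=|\gamma k_n|+|k_n|-2(\gamma k_n|k_n)_o$ is bounded. Along a subsequence $k_n^{-1}\gamma k_n=\gamma'$ is constant, and $\operatorname{Fix}\gamma=k_n\operatorname{Fix}\gamma'$. Let $V\subset\partial\Gamma\setminus\{\zeta\}$ be compact. If $A=V\setminus\operatorname{Fix}\gamma'$ had positive measure, the sets $k_nA$ would shrink nicely to $\xi_0$ while being disjoint from $\operatorname{Fix}\gamma$, which is impossible at $\xi_0$. So the closed set $\operatorname{Fix}\gamma'$ has full measure, hence equals $\partial\Gamma$.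 Then $\gamma'\in E$, and $\gamma\in E$ because $E$ is normal.
\end{proof}

\section{An exact weight for conjugacy classes}\label{sec:weight}

In the tree, the weight counted the vertices in one period of the axis of $g$. In general there is no canonical axis inside $\Gamma$, but there is an abstract one. By \eqref{eq:b2}, the formula
\[
\gamma\cdot(\xi,\eta,t)=(\gamma\xi,\gamma\eta,t+b(\gamma,\xi))
\]
defines a continuous action of $\Gamma$ on $\partial^{(2)}\Gamma\times\mathbb{R}$, and by \eqref{eq:b5} a loxodromic $g$ translates the line $\{(g^+,g^-)\}\times\mathbb{R}$ by exactly $\ell(g)$. Integrating a $\Gamma$-partition of unity over one period of this line gives $\ell(g)$.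

For loxodromic $g$ let $Z(g)$ be its centralizer and $p(g)=[Z(g):\langle g\rangle]$. An element $u\in Z(g)$ fixes $g^\pm$, since $ug^{\pm n}=g^{\pm n}u\to g^\pm$ by \eqref{eq:right}. So $p(g)<\infty$ by (F4), and $p$ is constant on conjugacy classes.

\begin{lemma}\label{lem:weight}
There is $\phi\in C_c(\partial^{(2)}\Gamma)$ with $\phi\ge0$, $\phi\not\equiv0$, such that for every loxodromic $g$
\[
\sum_{h\in[g]}\phi(h^+,h^-)=\frac{\ell(g)}{p(g)} .
\]
\end{lemma}

\begin{proof}
\emph{The action is cocompact.} Given $(\xi,\eta,t)$, let $(x_j)_{j\in\mathbb{Z}}$ be a word geodesic from $\eta$ to $\xi$. By (F2), $(x_j^{-1}\xi|x_j^{-1}\eta)_o=(\xi|\eta)_{x_j}\le C$. Put $\beta_j=b(x_j^{-1},\xi)=\lim_{y\to\xi}(d(x_j,y)-d(o,y))$. These numbers have bounded increments, and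
\[
\beta_j-\beta_0=-d(x_0,x_j)+2(x_0|\xi)_{x_j}=d(x_0,x_j)-2(x_j|\xi)_{x_0}.
\]
By (F2) the first product is bounded for $j\ge0$ and the second for $j\le0$, so $\beta_j\to\mp\infty$ as $j\to\pm\infty$. Hence there is a constant $D$ such that for every $(\xi,\eta,t)$ some $\gamma=x_j^{-1}$ moves it into the compact set $\{(\xi|\eta)_o\le D,\ |t|\le D\}$. Let $\Theta_0\ge0$ be continuous with compact support and positive on this set.

\emph{The action is proper.} Let $(\xi,\eta,t)$ range in a compact set and suppose that $\gamma\cdot(\xi,\eta,t)\in\operatorname{supp}\Theta_0$. Then $b(\gamma,\xi)$ is bounded, and so are $(\xi|\eta)_o$ and $(\gamma\xi|\gamma\eta)_o$; by \eqref{eq:b4}, $b(\gamma,\eta)$ is bounded. By \eqref{eq:b1}, $(\xi|\gamma^{-1})_o$ and $(\eta|\gamma^{-1})_o$ are at least $|\gamma|/2-C$, so $(\xi|\eta)_o\ge|\gamma|/2-C-\delta_0$ and $|\gamma|$ is bounded.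

Therefore $\sum_\gamma\Theta_0\circ\gamma$ is a locally finite sum, continuous, positive and $\Gamma$-invariant. The function $\Theta=\Theta_0/\sum_\gamma\Theta_0\circ\gamma$ is continuous with compact support, and $\sum_\gamma\Theta\circ\gamma=1$. Put $\phi(\xi,\eta)=\int_{\mathbb{R}}\Theta(\xi,\eta,t)\,dt$. The class $[g]$ is parametrized by $\gamma\in\Gamma/Z(g)$ through $h=\gamma g\gamma^{-1}$, with $h^\pm=\gamma g^\pm$, and each coset of $Z(g)$ consists of $p(g)$ cosets of $\langle g\rangle$. A translation of the variable $t$ gives $\phi(\gamma g^+,\gamma g^-)=\int_{\mathbb{R}}\Theta(\gamma\cdot(g^+,g^-,t))\,dt$. Cutting $\mathbb{R}$ into the intervals $n\ell(g)+[0,\ell(g))$ and using $g^n\cdot(g^+,g^-,t)=(g^+,g^-,t+n\ell(g))$,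
\[
p(g)\sum_{h\in[g]}\phi(h^+,h^-)=\sum_{\gamma\in\Gamma/\langle g\rangle}\ \sum_{n\in\mathbb{Z}}\int_0^{\ell(g)}\Theta(\gamma g^n\cdot(g^+,g^-,t))\,dt=\int_0^{\ell(g)}1\,dt.\qedhere
\]
\end{proof}

We fix $\phi$ and put $K=\operatorname{supp}\phi$. Every loxodromic class contains an element $h$ with $(h^+,h^-)\in K$; with Lemma~\ref{lem:lox}(c) and (F4) this shows that there are finitely many classes with $\ell[g]<T$. It remains to understand $p(g)$. The elements of $E$ that commute with $g$ always contribute to it, and the next lemma says that any other contribution forces $g$ into a small set.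

\begin{lemma}\label{lem:index}
To each loxodromic $g$ one can attach an integer $k(g)\ge1$, with $k(g)\ge2$ if $g$ is a proper power, such that:
\begin{itemize}
\item[(a)] $p(g)\le k(g)B_0$ and $p(g)/\ell(g)\le B_0/\ell_{\min}$;
\item[(b)] $\#\{g:(g^+,g^-)\in K,\ \ell(g)<T,\ k(g)\ge2\}=O(Te^{vT/2})$ as $T\to\infty$;
\item[(c)] there is a finite set $\Phi\subset\Gamma\setminus E$ such that, if $(g^+,g^-)\in K$ and $k(g)=1$, then either $p(g)=\#(E\cap Z(g))$ or $g^+\in\operatorname{Fix}\gamma$ for some $\gamma\in\Phi$.
\end{itemize}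
\end{lemma}

\begin{proof}
Let $G_g$ be the group of elements fixing both $g^+$ and $g^-$. By \eqref{eq:b2}, $b(\cdot,g^+)$ and $b(\cdot,g^-)$ are homomorphisms $G_g\to\mathbb{R}$, so they vanish on elements of finite order. If $u\in G_g$ has infinite order then $\{u^+,u^-\}=\{g^+,g^-\}$, so $b(u,g^+)=\pm\ell(u)$ by \eqref{eq:b5}, with sign $+$ exactly when $u^+=g^+$. Hence the kernel $F_g$ of $b(\cdot,g^+)$ is the set of finite-order elements of $G_g$. It meets an infinite cyclic subgroup of finite index trivially, so it is finite and $\#F_g\le B_0$. The image of $Z(g)\subset G_g$ has no nonzero element of absolute value below $\ell_{\min}$, so it is $\lambda_1\mathbb{Z}$ with $\lambda_1\ge\ell_{\min}$, and $\ell(g)=k(g)\lambda_1$ for an integer $k(g)\ge1$. If $g=u^j$ with $j\ge2$, then $u\in Z(g)$ has image $\ell(g)/j$, so $k(g)\ge2$. The subgroup $\langle g\rangle(Z(g)\cap F_g)$ has index $k(g)$ in $Z(g)$ and contains $\langle g\rangle$ with index $\#(Z(g)\cap F_g)$, so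
\[
p(g)=k(g)\,\#(Z(g)\cap F_g),
\]
which gives (a).

(b) Let $k=k(g)\ge2$ and take $u\in Z(g)$ with $b(u,g^+)=\lambda_1$. Then $u^\pm=g^\pm$, $\ell(u)=\ell(g)/k<T/2$ and $gu^{-k}\in F_g=F_u$. There are $O(e^{vT/2})$ choices of $u$ by Lemma~\ref{lem:lox}(c), at most $T/\ell_{\min}$ choices of $k$, and at most $B_0$ choices in $F_u$.

(c) We have $E\cap Z(g)\subset Z(g)\cap F_g$. If $k(g)=1$ and $p(g)\ne\#(E\cap Z(g))$, there is $\gamma\in(Z(g)\cap F_g)\setminus E$. From $b(\gamma,g^\pm)=0$ and \eqref{eq:b1} we get $(g^\pm|\gamma^{-1})_o=|\gamma|/2$, so $|\gamma|\le2(g^+|g^-)_o+2\delta_0$ by \eqref{eq:hyp}, which is bounded for $(g^+,g^-)\in K$.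
\end{proof}

\section{Limit measures and independence}\label{sec:limit}

\subsection{A finite quotient, and lengths in its cosets}

The centralizer $C_\Gamma(E)$ of the finite normal subgroup $E$ is normal and of finite index. We fix a finite-index normal subgroup $\Gamma_0$ of $\Gamma$ with $\Gamma_0\subset C_\Gamma(E)$, and we require $\Gamma_0$ to be free if $\Gamma$ is virtually free (take the normal core of the intersection of $C_\Gamma(E)$ with a finite-index free subgroup). Sections~\ref{sec:limit}--\ref{sec:law} are valid for every such choice. Let $\pi:\Gamma\to Q=\Gamma/\Gamma_0$ and $N=\#Q$. Since $\Gamma_0$ centralizes $E$, the number $\#(E\cap Z(g))=\#\{e\in E:geg^{-1}=e\}$ depends only on $\pi(g)$; we call it $p_E(\pi(g))$, and $1\le p_E\le B_0$.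

Let $\mathcal{M}$ be the closed subgroup of $\mathbb{R}$ generated by $\ell(\Gamma_0)$. Either $\mathcal{M}=\mathbb{R}$ or $\mathcal{M}=c_0\mathbb{Z}$ with $c_0>0$; we call the second case the \emph{lattice case}.

\begin{lemma}\label{lem:cosets}
Every coset $\pi^{-1}(q)$ contains loxodromic elements. In the lattice case, for each $q\in Q$ there is $\theta(q)\in\frac{c_0}2\mathbb{Z}$ with $\ell(g)\in\theta(q)+c_0\mathbb{Z}$ for all loxodromic $g\in\pi^{-1}(q)$. Consequently the lattice case occurs if and only if the length spectrum of $d$ is arithmetic, and then $\ell(\Gamma)\subset\frac{c_0}2\mathbb{Z}$.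
\end{lemma}

For the word metric on a free group of rank two and $\Gamma_0$ the subgroup of words of even length, $c_0=2$, and $\theta$ takes the values $0$ and $1$.

\begin{proof}
Let $g\in\pi^{-1}(q)$ and let $u,w\in\Gamma_0$ be loxodromic without common fixed point. Replacing $w$ by $w^{-1}$ if necessary, $gu^+\ne w^-$. Since $w^n\to w^+\ne u^-$, Lemma~\ref{lem:NS}(a) gives $u^nw^n\to u^+$, and since $u^{-n}\to u^-\neq w^+$ it gives $w^{-n}u^{-n}\to w^-$. So $gu^nw^n\to gu^+$ and $(gu^nw^n)^{-1}=w^{-n}u^{-n}g^{-1}\to w^-$ by \eqref{eq:right}. By Lemma~\ref{lem:lox}(a), $gu^nw^n\in\pi^{-1}(q)$ is loxodromic for large $n$.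

Assume the lattice case and let $g_1,g_2\in\pi^{-1}(q)$ be loxodromic. Let $u\in\Gamma_0$ be loxodromic with fixed points outside $\{g_1^\pm,g_2^\pm\}$. Replacing $g_1$ by $u^jg_1u^{-j}$ changes neither $\ell(g_1)$ nor $\pi(g_1)$ and moves $g_1^\pm$ close to $u^+$ for large $j$, so we may assume that $g_1,g_2$ have no common fixed point. Let $w=g_1^ng_2^m$ with $n,m\to\infty$. As above, $w\to g_1^+$ and $w^{-1}\to g_2^-$. Also $|w|=d(g_1^{-n},g_2^m)=|g_1^n|+|g_2^m|-2(g_1^{-n}|g_2^m)_o$. Lemma~\ref{lem:lox}(a), applied to $w$, $g_1^n$ and $g_2^m$, gives $\ell(w)=n\ell(g_1)+m\ell(g_2)+\kappa_0+o(1)$ with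
\[
\kappa_0=2(g_1^+|g_1^-)_o+2(g_2^+|g_2^-)_o-2(g_1^-|g_2^+)_o-2(g_1^+|g_2^-)_o .
\]
As $g_i^N\in\Gamma_0$, we have $N\ell(g_i)\in c_0\mathbb{Z}$. For $n=m=Nj$ we have $w\in\Gamma_0$, so $\kappa_0$ is a limit of elements of $c_0\mathbb{Z}$ and lies in $c_0\mathbb{Z}$. For $n=Nj+1$, $m=Nj-1$ we have $\pi(w)=q^{2Nj}=1$, so $\ell(g_1)-\ell(g_2)+\kappa_0\in c_0\mathbb{Z}$. Hence $\ell(g_1)-\ell(g_2)\in c_0\mathbb{Z}$, and we let $\theta(q)=\ell(g)$ for some loxodromic $g\in\pi^{-1}(q)$. The elements $g^{-1}$ and $g^{2N-1}$ lie in the same coset, so $(2N-1)\ell(g)-\ell(g)\in c_0\mathbb{Z}$ and therefore $2\ell(g)\in c_0\mathbb{Z}$. This shows that the lattice case implies arithmeticity; conversely, if $\ell(\Gamma)\subset c'\mathbb{Z}$ then $\mathcal{M}\subset c'\mathbb{Z}$.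
\end{proof}

In the lattice case the set $\{\ell<T\}$ jumps when $T$ crosses $\frac{c_0}2\mathbb{Z}$, and we move $T$ away from the jumps. For $T\in\bigl((j-1)\frac{c_0}2,\,j\frac{c_0}2\bigr]$, $j\in\mathbb{Z}$, let $T'=(j-\frac12)\frac{c_0}2$. If $\mathcal{M}=\mathbb{R}$ let $T'=T$. In both cases $\ell(g)<T$ if and only if $\ell(g)<T'$, and $|T-T'|$ is bounded.

\subsection{The measures and their limits}

Fix $\tau\in\mathbb{R}$; its value matters only from Section~\ref{sec:law} on. Put
\[
z_T(g)=\frac{|g|_*-\tau T}{\sqrt T},\qquad\hat z_T(g)=\frac{\ell_*(g)-\tau T}{\sqrt T}.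
\]
On $X=\overline{\Gamma}\times\overline{\Gamma}\times\mathbb{R}\times Q\times\overline{\mathbb{R}}$, with coordinates $(x,y,s,q,z)$, let
\[
\Lambda^T=e^{-vT}\sum_{g\in\Gamma}\delta_{P_T(g)},\qquad P_T(g)=\bigl(g,\,g^{-1},\,|g|-T,\,\pi(g),\,z_T(g)\bigr).
\]
The last factor is compactified because we do not yet know that $z_T$ is tight. By (F3),
\begin{equation}\label{eq:tail}
\Lambda^T(s\le u)\le Ce^{vu}\qquad(u\in\mathbb{R},\ T>0).
\end{equation}

Recall that Radon measures $\mu_i$ on a locally compact, second countable, metrizable space converge \emph{vaguely} to $\mu$ if $\int F\,d\mu_i\to\int F\,d\mu$ for all $F\in C_c$. A sequence that is bounded on each compact set has a vaguely convergent subsequence. Under vague convergence $\mu(U)\le\liminf\mu_i(U)$ for open $U$, $\mu(A)\ge\limsup\mu_i(A)$ for compact $A$, and $\int_AF\,d\mu_i\to\int_AF\,d\mu$ for $F\in C_c$ and Borel $A$ whose topological boundary is $\mu$-null.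

A sequence $T_i\to\infty$ is \emph{admissible} if $\Lambda^{T_i}$ converges vaguely to some $\Lambda$ and, in the lattice case, $T_i\in T_0+c_0\mathbb{Z}$ for a fixed $T_0\in\{\frac{c_0}4,\frac{3c_0}4\}$. By \eqref{eq:tail}, every sequence $T_i\to\infty$ has a subsequence along which $T_i'$ is admissible. We fix an admissible sequence with limit $\Lambda$. Each $g\in\Gamma$ has $|g|-T_i\to-\infty$, so $\Lambda$ is carried by $\partial\Gamma\times\partial\Gamma\times\mathbb{R}\times Q\times\overline{\mathbb{R}}$, where we write $(\xi,\eta,s,q,z)$ for the coordinates. It satisfies $\Lambda(s<u)\le Ce^{vu}$, and $\Lambda\ne0$ because $\Lambda^T(-L\le s\le0)\ge C^{-1}-Ce^{-vL}>0$ for large $L$, by (F3) and \eqref{eq:tail}.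

Let $m$ be Lebesgue measure on $\mathcal{M}=\mathbb{R}$, or counting measure on $\mathcal{M}=c_0\mathbb{Z}$. Let $m_q$ be Lebesgue measure on $\mathbb{R}$ in the first case and counting measure on $\theta(q)-T_0+c_0\mathbb{Z}$ in the second. In the lattice case $m_q$ is carried by $\frac{c_0}4+\frac{c_0}2\mathbb{Z}$, so in both cases $m_q(\{0\})=0$. The goal of this section is the following product structure.

\begin{proposition}\label{prop:product}
There is a nonzero finite measure $\omega$ on $\overline{\mathbb{R}}$ such that for all Borel $G\ge0$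
\[
\int G\,d\Lambda=\sum_{q\in Q}\int\!\!\int\!\!\int\!\!\int G\bigl(\xi,\eta,r+2(\xi|\eta)_o,q,z\bigr)\,e^{2v(\xi|\eta)_o}e^{vr}\,dm_q(r)\,d\nu(\xi)\,d\nu(\eta)\,d\omega(z).
\]
In particular the set $\{\xi=\eta\}$ is $\Lambda$-null, and $\Lambda=\Lambda'\otimes\omega$ for a measure $\Lambda'$ in the variables $(\xi,\eta,s,q)$.
\end{proposition}

By Lemma~\ref{lem:lox}(a), the variable $r=s-2(\xi|\eta)_o$ is the limit of $\ell(g)-T$. The measure $\omega$ may depend on the admissible sequence.

\subsection{Invariance under $\Gamma\times\Gamma$}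

\begin{lemma}\label{lem:invariance}
For $h_1,h_2\in\Gamma$ the measure $\Lambda$ is invariant under the homeomorphism of $X$
\[
A_{h_1,h_2}(x,y,s,q,z)=\bigl(h_1x,\,h_2y,\,s+b(h_1,x)+b(h_2,y),\,\pi(h_1)q\pi(h_2)^{-1},\,z\bigr).
\]
\end{lemma}

\begin{proof}
Write $A=A_{h_1,h_2}$ and $g'=h_1gh_2^{-1}$; the map $g\mapsto g'$ is a bijection of $\Gamma$. We compare $P_T(g')$ with $A(P_T(g))$. The $Q$-coordinates agree. By \eqref{eq:right}, $\bar\rho(h_1gh_2^{-1},h_1g)\to0$ and $\bar\rho(h_2g^{-1}h_1^{-1},h_2g^{-1})\to0$ as $|g|\to\infty$. Next,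
\[
|g'|-|g|=\bigl(|h_1gh_2^{-1}|-|gh_2^{-1}|\bigr)+\bigl(|h_2g^{-1}|-|g^{-1}|\bigr)=b(h_1,gh_2^{-1})+b(h_2,g^{-1}),
\]
and $b(h_1,gh_2^{-1})-b(h_1,g)\to0$ by \eqref{eq:right} and uniform continuity of $b(h_1,\cdot)$. Finally $|z_T(g')-z_T(g)|\le(|h_1|_*+|h_2|_*)/\sqrt T$. So the distance from $P_T(g')$ to $A(P_T(g))$ tends to $0$ as $|g|,T\to\infty$. For $F\in C_c(X)$,
\[
\Bigl|\int F\,d\Lambda^T-\int F\circ A\,d\Lambda^T\Bigr|\le e^{-vT}\sum_g\bigl|F(P_T(g'))-F(A(P_T(g)))\bigr| .
\]
A term vanishes unless $\bigl||g|-T\bigr|\le R$, with $R$ depending on $F,h_1,h_2$. There are at most $Ce^{v(T+R)}$ such $g$, and their terms are uniformly $o(1)$ because $F$ is uniformly continuous. Let $T=T_i\to\infty$.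
\end{proof}

\subsection{Translation invariance in the length variable}

The maps $A_{h_1,h_2}$ couple $s$ with $(\xi,\eta)$, so Lemma~\ref{lem:invariance} does not yet produce conformal measures in $\xi$ or $\eta$ for a fixed range of $s$. We uncouple them by showing that
\[
\tilde\Lambda=e^{-vs}\Lambda
\]
is invariant under translations of $s$ alone; the factor $e^{-vs}$ removes the exponential growth. The idea is to conjugate a loxodromic $g$ so that its attracting point falls next to a given $\xi_0$. The conjugate maps a tiny set near $\xi_0$ to another tiny set near $\xi_0$ and shifts $s$ by almost exactly $\ell(g)$. At a Lebesgue point the two tiny sets cannot be told apart, and only the shift remains. To speak of Lebesgue points we need densities with respect to $\nu$.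

\begin{lemma}\label{lem:domination}
For each bounded interval $I$ there is $C_I$ with $\Lambda(\xi\in A,\ s\in I)\le C_I\nu(A)$ for all Borel $A\subset\partial\Gamma$.
\end{lemma}

\begin{proof}
We may take $I$ open, and by Lemma~\ref{lem:conformal}(b) we may take $A=B(\xi_1,r)$ with $r=e^{-cR}$, $R\ge0$. Choose $k$ by Lemma~\ref{lem:ray}, so $|k|\le R+C$ and $(k|\xi_1)_o\ge R-C$. If $g\in\Gamma$ has $(g|\xi_1)_o>R$, then $(g|k)_o\ge R-C$ by \eqref{eq:hyp}, so $d(g,k)=|g|+|k|-2(g|k)_o\le|g|-R+C$. By (F3), for large $T$ at most $Ce^{v(T+\sup I-R)}$ such $g$ have $|g|-T\in I$. The set $\{\rho(x,\xi_1)<r,\ s\in I\}$ is open in $X$, so its $\Lambda$-measure is at most $Ce^{v\sup I}e^{-vR}\le C_I\nu(B(\xi_1,r))$ by Lemma~\ref{lem:conformal}(a).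
\end{proof}

\begin{lemma}\label{lem:translate}
The measure $\tilde\Lambda$ is invariant under $s\mapsto s+t$ for every $t\in\mathcal{M}$.
\end{lemma}

\begin{proof}
The translations preserving a Radon measure form a closed subgroup, so it suffices to treat $t=\ell(g)$ with $g\in\Gamma_0$ loxodromic. Let $H$ be continuous with compact support in the variables $(\eta,s,q,z)$, and $H_t(\eta,s,q,z)=H(\eta,s+t,q,z)$. By Lemma~\ref{lem:domination} there are bounded Borel functions $D,D_t$ on $\partial\Gamma$ with
\[
\int1_A(\xi)H\,d\tilde\Lambda=\int_AD\,d\nu,\qquad\int1_A(\xi)H_t\,d\tilde\Lambda=\int_AD_t\,d\nu .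
\]
Since the functions $1_A(\xi)H$ determine a Radon measure, it is enough to show $D(\xi_0)=D_t(\xi_0)$ at every common Lebesgue point $\xi_0$.

Take $k_n,\zeta$ as in Lemma~\ref{lem:blowup}. Since $\Gamma$ fixes no boundary point and $\Gamma_0$ is normal, we may replace $g$ by a conjugate and assume $g^+\ne\zeta$; this does not change $t$. Let $\varepsilon\in(0,1)$, let $V$ be a small closed ball about $g^+$ in $\partial\Gamma$, and put $h_n=k_ngk_n^{-1}\in\Gamma_0$ and $V_n=k_nV$, so that $h_nV_n=k_n(gV)$. For $\xi'\in V$, \eqref{eq:b2} and \eqref{eq:b1} give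
\[
b(h_n,k_n\xi')=b(k_n,g\xi')+b(g,\xi')-b(k_n,\xi')=b(g,\xi')+2(\xi'|k_n^{-1})_o-2(g\xi'|k_n^{-1})_o .
\]
If $V$ is small and $n$ is large, both products are within $\varepsilon/8$ of $(g^+|\zeta)_o<\infty$, the term $b(g,\xi')$ is within $\varepsilon/2$ of $b(g,g^+)=t$, and $\zeta\notin V\cup gV$. Thus $|b(h_n,\cdot)-t|\le\varepsilon$ on $V_n$. Apply the invariance of $\Lambda$ under $A_{h_n,o}$, which does not move $q$ because $\pi(h_n)=1$, to the function $1_{h_nV_n}(\xi)He^{-vs}$:
\[
\int_{h_nV_n}D\,d\nu=\int1_{V_n}(\xi)\,e^{-vb(h_n,\xi)}H\bigl(\eta,s+b(h_n,\xi),q,z\bigr)\,d\tilde\Lambda .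
\]
On $V_n$ the integrand differs from $e^{-vt}H_t$ by at most $\Delta(\varepsilon)1_I(s)$, where $I$ is a fixed bounded interval and $\Delta(\varepsilon)\to0$ as $\varepsilon\to0$. By Lemma~\ref{lem:domination},
\[
\Bigl|\int_{h_nV_n}D\,d\nu-e^{-vt}\int_{V_n}D_t\,d\nu\Bigr|\le C\Delta(\varepsilon)\,\nu(V_n).
\]
By \eqref{eq:conf}, the ratio $e^{-vt}\nu(V_n)/\nu(h_nV_n)$ lies in $[e^{-v\varepsilon},e^{v\varepsilon}]$. Both $V_n$ and $h_nV_n$ shrink nicely to $\xi_0$ by Lemma~\ref{lem:blowup}. Dividing by $\nu(h_nV_n)$ and letting $n\to\infty$ gives $|D(\xi_0)-D_t(\xi_0)|\le(e^{v\varepsilon}-1)|D_t(\xi_0)|+C\Delta(\varepsilon)$. Let $\varepsilon\to0$.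
\end{proof}

\subsection{Proof of Proposition~\ref{prop:product}}

Let $J=[0,1)$ if $\mathcal{M}=\mathbb{R}$ and $J=[0,c_0)$ in the lattice case, so that $\int_{\mathcal{M}}1_J(s\pm t)\,dm(t)=1$ for all $s\in\mathbb{R}$. Let $G\ge0$ be Borel. Inserting $1=\int_{\mathcal{M}}1_J(s+t)\,dm(t)$ and translating $s$ by $-t$ (Lemma~\ref{lem:translate}) gives
\begin{equation}\label{eq:unfold}
\int G\,d\tilde\Lambda=\int1_J(s)\Bigl(\int_{\mathcal{M}}G(\xi,\eta,s-t,q,z)\,dm(t)\Bigr)d\tilde\Lambda .
\end{equation}
Define a finite measure $\Lambda_0$ in the variables $(\xi,\eta,q,z)$ by $\Lambda_0(F)=\int F1_J(s)\,d\tilde\Lambda$.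

\emph{Step 1: $\Lambda_0$ is conformal in each end.} For any real Borel function $\beta=\beta(\xi,\eta)$, formula \eqref{eq:unfold} with $G=F1_J(s+\beta)$ gives $\int F1_J(s+\beta)\,d\tilde\Lambda=\Lambda_0(F)$. Apply Lemma~\ref{lem:invariance} to $F1_J(s)e^{-vs}$ and then this identity with $\beta=b(h_1,\xi)+b(h_2,\eta)$:
\begin{equation}\label{eq:biconf}
\Lambda_0(F)=\int F\bigl(h_1\xi,h_2\eta,\pi(h_1)q\pi(h_2)^{-1},z\bigr)\,e^{-vb(h_1,\xi)-vb(h_2,\eta)}\,d\Lambda_0 .
\end{equation}

\emph{Step 2: $\Lambda_0$ is a product.} Fix $q\in Q$ and Borel sets $B\subset\partial\Gamma$, $Y\subset\overline{\mathbb{R}}$. By \eqref{eq:biconf} with $h_1\in\Gamma_0$, $h_2=o$, the measure $A\mapsto\Lambda_0(A\times B\times\{q\}\times Y)$ is $\Gamma_0$-conformal, so by Lemma~\ref{lem:conformal}(c) it equals $\nu(A)\,\Lambda_0(\partial\Gamma\times B\times\{q\}\times Y)$. By \eqref{eq:biconf} with $h_1=o$, $h_2\in\Gamma_0$, the last factor is $\Gamma_0$-conformal in $B$, so it equals $\nu(B)\,\omega_q(Y)$ with $\omega_q(Y)=\Lambda_0(\partial\Gamma\times\partial\Gamma\times\{q\}\times Y)$.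 Finite measures that agree on measurable rectangles are equal, so $\Lambda_0$ is $\nu\otimes\nu\otimes\omega_q$ on the slice over $q$. Now \eqref{eq:biconf} with $h_1=h\in\Gamma$ arbitrary, $h_2=o$ and $F=1_{\{\pi(h)q\}}1_Y$ gives $\omega_{\pi(h)q}(Y)=\omega_q(Y)\int e^{-vb(h,\xi)}\,d\nu=\omega_q(Y)$. So $\omega_q=\omega$ does not depend on $q$. Since $\nu$ has no atoms, $\{\xi=\eta\}$ is $\Lambda_0$-null, hence $\tilde\Lambda$-null by \eqref{eq:unfold}.

\emph{Step 3: the coset of $s$.} In the lattice case we claim that $s\in2(\xi|\eta)_o+\theta(q)-T_0+c_0\mathbb{Z}$ almost everywhere. Let $\delta>0$, let $I$ be a bounded open interval, and let $U$ be the open set of points of $X$ with $\rho(x,y)>\delta$, $s\in I$ and $s-2(x|y)_o$ at distance more than $\delta$ from $\theta(q)-T_0+c_0\mathbb{Z}$. If $\rho(g,g^{-1})>\delta$ and $|g|-T_i\in I$ with $i$ large, then by Lemma~\ref{lem:lox}(d) $g$ is loxodromic and $|g|-T_i-2(g|g^{-1})_o$ is within $\delta$ of $\ell(g)-T_i\in\theta(\pi(g))-T_0+c_0\mathbb{Z}$. So $\Lambda^{T_i}(U)=0$ for large $i$,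 and $\Lambda(U)=0$. Countably many such $U$ cover the points with $\xi\ne\eta$ where the claim fails.

\emph{Step 4.} In both cases, at almost every point the inner integral in \eqref{eq:unfold} equals $\int G(\xi,\eta,r+2(\xi|\eta)_o,q,z)\,dm_q(r)$, which does not depend on $s$. So $\int G\,d\tilde\Lambda$ is the $\Lambda_0$-integral of this function. Replacing $G$ by $e^{vs}G$ gives the formula, and $\omega\ne0$ because $\Lambda\ne0$. \qed

\begin{remark}
Up to this point $d_*$ has entered only through the bound on $z_T(h_1gh_2^{-1})-z_T(g)$; in the next section it enters only through the boundedness of $\ell_*(g)-|g|_*$ in Lemma~\ref{lem:lox}(d). The strong hyperbolicity of $d_*$ is used in earnest in Section~\ref{sec:law}.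
\end{remark}

\section{From elements to conjugacy classes}\label{sec:classes}

We keep the admissible sequence $T_i$ and the measure $\omega$, and write $\omega(\chi)=\int\chi\,d\omega$. First we translate Proposition~\ref{prop:product} from elements to axes. On $X'=\partial^{(2)}\Gamma\times\mathbb{R}\times Q\times\overline{\mathbb{R}}$, with coordinates $(\xi,\eta,r,q,z)$, let
\[
\Omega^T=e^{-vT}\sum_{g\ \mathrm{loxodromic}}\delta_{(g^+,\,g^-,\,\ell(g)-T,\,\pi(g),\,\hat z_T(g))},
\]
and let $\Omega$ be the measure given on the slice over $q$ by $e^{2v(\xi|\eta)_o}e^{vr}\,d\nu(\xi)\,d\nu(\eta)\,dm_q(r)\,d\omega(z)$. By Lemma~\ref{lem:lox}(c), for compact $K'\subset\partial^{(2)}\Gamma$,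
\begin{equation}\label{eq:tail2}
\Omega^T\bigl((\xi,\eta)\in K',\ r\le u\bigr)\le C_{K'}e^{vu}\qquad(u\in\mathbb{R},\ T>0).
\end{equation}

\begin{lemma}\label{lem:axes}
$\Omega^{T_i}\to\Omega$ vaguely on $X'$.
\end{lemma}

\begin{proof}
Let $F\in C_c(X')$ vanish unless $(\xi,\eta)\in K'$ and $|r|\le R$, with $K'$ compact, and choose $\delta>0$ with $\rho\ge2\delta$ on $K'$. Extend $F$ by $0$ to the points with $\xi=\eta$, then to a continuous function on $X$ by Tietze's theorem. Multiply it by a continuous function of $\rho(x,y)$ that is $1$ for $\rho\ge2\delta$ and $0$ for $\rho\le\delta$, and by a compactly supported continuous function of the real variable that is $1$ on $[-R,R]$. The result $\bar F\in C_c(X)$ extends $F$ and vanishes where $\rho(x,y)\le\delta$. Let $G(x,y,s,q,z)=\bar F(x,y,s-2(x|y)_o,q,z)$ where $\rho(x,y)>0$, and $G=0$ elsewhere. Then $G\in C_c(X)$, and $\int G\,d\Lambda^{T_i}\to\int G\,d\Lambda=\int F\,d\Omega$ by Proposition~\ref{prop:product}. Compare, for each $g$,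
\[
\bar F\bigl(g,g^{-1},|g|-2(g|g^{-1})_o-T,\pi(g),z_T(g)\bigr)\quad\text{and}\quad\bar F\bigl(g^+,g^-,\ell(g)-T,\pi(g),\hat z_T(g)\bigr),
\]
the second being read as $0$ if $g$ is not loxodromic. If one of them is nonzero, then $g\in\mathcal{G}_{\delta,K'}$ and $\bigl||g|-T\bigr|\le C$: for the first because $(g|g^{-1})_o\le c^{-1}\log(1/\delta)$, for the second by Lemma~\ref{lem:lox}(c). There are $O(e^{vT})$ such $g$. By Lemma~\ref{lem:lox}(d), for large $T$ they are all loxodromic and the arguments of $\bar F$ are uniformly close, with $|z_T(g)-\hat z_T(g)|=O(T^{-1/2})$. By uniform continuity, $\int G\,d\Lambda^T-\int F\,d\Omega^T\to0$.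
\end{proof}

For a nonempty conjugation-invariant set $\mathcal{C}\subset Q$ and $L\in(0,\infty]$ let
\[
\mathcal{A}_T(\mathcal{C},L)=\{[g]:\ T-L\le\ell[g]<T,\ \pi(g)\in\mathcal{C}\},
\]
and let $I_L=[-L,0)\cap\mathbb{R}$. Put $\mathfrak{m}(\phi)=\iint\phi\,e^{2v(\xi|\eta)_o}\,d\nu\,d\nu$, which is positive because $\nu$ has full support.

\begin{proposition}\label{prop:classes}
Suppose that $L=\infty$, or that $m_q(\{-L\})=0$ for all $q$. Then for $\chi\in C(\overline{\mathbb{R}})$
\[
T_ie^{-vT_i}\sum_{[g]\in\mathcal{A}_{T_i}(\mathcal{C},L)}\chi(\hat z_{T_i}(g))\ \longrightarrow\ \omega(\chi)\;\mathfrak{m}(\phi)\sum_{q\in\mathcal{C}}p_E(q)\int_{I_L}e^{vr}\,dm_q(r).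
\]
\end{proposition}

\begin{proof}
Write $T=T_i$. The classes of finite order contribute $O(Te^{-vT})$. For a loxodromic class, $1=\sum_{h\in[g]}\phi(h^+,h^-)p(h)/\ell(h)$ by Lemma~\ref{lem:weight}. As $p$, $\ell$, $\hat z_T$ and the condition $\pi(g)\in\mathcal{C}$ are conjugation-invariant, the left side equals $o(1)$ plus
\[
\Sigma_T=e^{-vT}\sum_g\phi(g^+,g^-)\,\frac{Tp(g)}{\ell(g)}\,\chi(\hat z_T(g)),
\]
the sum running over loxodromic $g$ with $\ell(g)-T\in I_L$ and $\pi(g)\in\mathcal{C}$. Let $\Sigma_T'$ be the same sum with $Tp(g)/\ell(g)$ replaced by $p_E(\pi(g))$, that is,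
\[
\Sigma'_T=\int\phi(\xi,\eta)\,1_{I_L}(r)\,1_{\mathcal{C}}(q)\,p_E(q)\,\chi(z)\,d\Omega^T .
\]
The hyperplanes $r=0$ and $r=-L$ are $\Omega$-null, and by \eqref{eq:tail2} the part $r\le-R$ contributes $O(e^{-vR})$ uniformly in $T$. So Lemma~\ref{lem:axes} shows that $\Sigma'_{T_i}$ converges to the right side. It remains to show that
\[
e^{-vT}\sum_{(g^+,g^-)\in K,\ \ell(g)<T}\Bigl|\frac{Tp(g)}{\ell(g)}-p_E(\pi(g))\Bigr|\longrightarrow0\qquad(T=T_i\to\infty).
\]
Fix $R>0$, let $T>2R$, and sort the elements $g$ into four groups, using Lemmas~\ref{lem:lox}(c) and~\ref{lem:index}.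
\begin{itemize}
\item[(1)] $\ell(g)<T/2$ or $k(g)\ge2$. There are $O(Te^{vT/2})$ such $g$, each term is at most $TB_0/\ell_{\min}+B_0$, and the contribution is $O(T^2e^{-vT/2})$.
\item[(2)] $k(g)=1$ and $T/2\le\ell(g)<T-R$. Each term is at most $2B_0$, and the contribution is at most $Ce^{-vR}$ with $C$ independent of $R$.
\item[(3)] $k(g)=1$, $T-R\le\ell(g)<T$ and $g^+\in\operatorname{Fix}\gamma$ for some $\gamma\in\Phi$. Each term is at most $2B_0$. The number of such $g$, times $e^{-vT}$, is at most $\Omega^T(Y)$, where $Y$ is the compact set defined by $(\xi,\eta)\in K$, $\xi\in\bigcup_{\gamma\in\Phi}\operatorname{Fix}\gamma$, $r\in[-R,0]$. By Lemmas~\ref{lem:axes} and~\ref{lem:fix}, $\limsup\Omega^{T_i}(Y)\le\Omega(Y)=0$.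
\item[(4)] The remaining $g$ have $p(g)=p_E(\pi(g))$ and $T-R\le\ell(g)<T$. There are $O(e^{vT})$ of them and each term is at most $B_0R/(T-R)$.
\end{itemize}
So the $\limsup$ is at most $Ce^{-vR}$ for every $R$.
\end{proof}

The limit factors as $\omega(\chi)$ times a constant that does not involve $\chi$; this is where independence is used. Call $L\in(0,\infty]$ \emph{allowed} if $\mathcal{M}=\mathbb{R}$, or if we are in the lattice case and $L\ge c_0$.

\begin{corollary}\label{cor:classes}
Let $\mathcal{C}\subset Q$ be nonempty and conjugation-invariant, let $L$ be allowed, and write $\mathcal{A}_T=\mathcal{A}_T(\mathcal{C},L)$.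
\begin{itemize}
\item[(a)] Every sequence $T_i\to\infty$ has a subsequence along which $T_i'$ is admissible, with associated measure $\omega$, and $\frac1{\#\mathcal{A}_{T_i}}\sum_{[g]\in\mathcal{A}_{T_i}}\chi(\hat z_{T_i}(g))\to\frac{\omega(\chi)}{\omega(1)}$ for all $\chi\in C(\overline{\mathbb{R}})$.
\item[(b)] There is $C$ with $C^{-1}e^{vT}/T\le\#\mathcal{A}_T\le Ce^{vT}/T$ for large $T$.
\item[(c)] For each $\varepsilon>0$ there is $R$ such that, for large $T$, all but a proportion $\varepsilon$ of the classes in $\mathcal{A}_T$ have $\ell[g]\ge T-R$.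
\end{itemize}
\end{corollary}

\begin{proof}
(a) Pass to a subsequence with $T_i'$ admissible. If $\mathcal{M}=\mathbb{R}$ or $L=\infty$, put $L'=L$; then $\mathcal{A}_{T_i}=\mathcal{A}_{T_i'}(\mathcal{C},L')$. In the lattice case with $c_0\le L<\infty$, we have $\mathcal{A}_T=\mathcal{A}_{T'}(\mathcal{C},T'-(T-L)')$. The number $T'-(T-L)'$ lies in $\frac{c_0}2\mathbb{Z}$ and is bounded, so it is a constant $L'$ along a further subsequence, and $m_q(\{-L'\})=0$. The map $T\mapsto T'$ is nondecreasing and commutes with translation by $c_0$, so $(T-L)'\le(T-c_0)'=T'-c_0$ and $L'\ge c_0$; thus $I_{L'}$ meets every coset of $c_0\mathbb{Z}$. In all cases Proposition~\ref{prop:classes} applies to $(T_i',L')$ and $0<\int_{I_{L'}}e^{vr}\,dm_q<\infty$. Dividing its conclusions for $\chi$ and for $1$ gives the claim with $\hat z_{T_i'}$ in place of $\hat z_{T_i}$. Finally $\hat z_T=\sqrt{T'/T}\,\hat z_{T'}+\tau(T'-T)/\sqrt T$, so $\operatorname{dist}(\hat z_T,\hat z_{T'})\to0$ uniformly by \eqref{eq:rescale}.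

(b) Otherwise $T_ie^{-vT_i}\#\mathcal{A}_{T_i}$ tends to $0$ or to $\infty$ along some sequence. Along the subsequence of (a), $T_i'e^{-vT_i'}\#\mathcal{A}_{T_i}$ has a positive finite limit, and $|T_i-T_i'|$ is bounded; this is a contradiction.

(c) By (b) for $(Q,\infty)$, there are at most $2Ce^{v(T-R)}/T$ classes with $\ell[g]<T-R$, for fixed $R$ and large $T$. Compare with the lower bound in (b).
\end{proof}

\section{Identification of the law}\label{sec:law}

By Corollary~\ref{cor:classes}(a) it remains to find $\tau$ and $\sigma$ such that $\omega/\omega(1)=\mathcal{N}_\sigma$ for \emph{every} admissible sequence. Because $\Lambda=\Lambda'\otimes\omega$, any single way of sampling elements that is visible in $\Lambda$ and obeys a central limit theorem determines $\omega/\omega(1)$.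

\subsection{Sampling from balls}

\begin{proposition}\label{prop:caseA}
Suppose that $\Gamma$ is not virtually free or that $d$ has non-arithmetic length spectrum, and let $\tau,\sigma$ be the constants of Theorem~\ref{thm:known}. Then $\omega/\omega(1)=\mathcal{N}_\sigma$ for every admissible sequence.
\end{proposition}

\begin{proof}
Choose $u$ with $\Lambda(s<u)>0$ and $\Lambda(s=u)=0$; the second condition excludes only countably many $u$. By vague convergence, the tail bound \eqref{eq:tail} and Proposition~\ref{prop:product}, for $\chi\in C(\overline{\mathbb{R}})$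
\begin{equation}\label{eq:ball}
e^{-vT_i}\sum_{|g|<T_i+u}\chi(z_{T_i}(g))\longrightarrow\int_{s<u}\chi(z)\,d\Lambda=\frac{\omega(\chi)}{\omega(1)}\,\Lambda(s<u).
\end{equation}
We may replace $z_{T_i}$ by $\hat z_{T_i+u}$. Indeed, fix $\delta>0$. On $\{g:\rho(g,g^{-1})\ge\delta\}$ the difference $\ell_*(g)-|g|_*$ is bounded by Lemma~\ref{lem:lox}(d), so $\hat z_{T+u}=\sqrt{T/(T+u)}\,z_T+O(T^{-1/2})$ and $\operatorname{dist}(\hat z_{T+u},z_T)\to0$ uniformly by \eqref{eq:rescale}. The other elements of the ball have normalized mass at most $\Lambda^{T_i}(\rho(x,y)\le\delta,\ s\le u)$. Splitting off the tail $s<-R$ with \eqref{eq:tail} leaves a compact set, so the $\limsup$ of this mass is at most $\Lambda(\rho(\xi,\eta)\le\delta,\ s\le u)$. As $\delta\to0$ this finite quantity decreases to $\Lambda(\xi=\eta,\ s\le u)=0$. Now divide \eqref{eq:ball}, with $\hat z_{T_i+u}$, by \eqref{eq:ball} for $\chi=1$. The left side becomes the average of $\chi(\hat z_{T_i+u})$ over the ball of radius $T_i+u$, which tends to $\int\chi\,d\mathcal{N}_\sigma$ by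 Theorem~\ref{thm:known}.
\end{proof}

\subsection{Virtually free groups: sampling along rays}

In the remaining case Theorem~\ref{thm:known} is not available. We sample instead by choosing a $\nu$-random ray in the free group $\Gamma_0$ and stopping when its $d$-length reaches $T$. This only sees the slice $q=1$, which suffices because $\omega$ does not depend on $q$.

\begin{proposition}\label{prop:caseB}
Suppose that $\Gamma$ is virtually free. There are $\tau>0$ and $\sigma\ge0$ such that $\omega/\omega(1)=\mathcal{N}_\sigma$ for every admissible sequence. If $\sigma=0$, then $d$ and $d_*$ are roughly similar.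
\end{proposition}

The proof occupies the rest of this section.

\paragraph{Coding.} The group $F=\Gamma_0$ is free of finite rank at least $2$. Fix a basis and let $\mathcal{S}$ consist of the basis elements and their inverses. As $F$ has finite index, $\partial\Gamma=\partial F$ is the space $\Sigma$ of infinite reduced words, and the closure of $F$ in $\overline{\Gamma}$ is $\overline{F}=F\cup\Sigma$. If $y\neq y'$ in $\overline{F}$ have longest common prefix $w$, then $w$ lies on the $F$-geodesics from $o$ to $y$, from $o$ to $y'$ and from $y$ to $y'$, so (F2) gives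
\begin{equation}\label{eq:prefix}
\bigl|(y|y')_o-|w|\bigr|\le C ,
\end{equation}
and $|w|\ge n/C-C$ if $w$ has $n$ letters. In particular the first letter is a locally constant function on $\overline{F}\setminus\{o\}$. The shift $S$ deletes the first letter; $(\Sigma,S)$ is a one-sided subshift of finite type, and it is topologically mixing because any two letters can be joined through a third. For a function $f$ on $\Sigma$ write $f_n=\sum_{j<n}f\circ S^j$. For $\xi=x_1x_2\cdots$ let $w_n(\xi)=x_1\cdots x_n$ and
\[
\psi(\xi)=b(x_1,S\xi)=-b(x_1^{-1},\xi),\qquad\psi^*(\xi)=b_*(x_1,S\xi).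
\]
If $\xi=w\eta$ is reduced and $w$ has $n$ letters, then \eqref{eq:b2} and \eqref{eq:b1} give
\begin{equation}\label{eq:birkhoff}
\psi_n(w\eta)=b(w,\eta)=|w|-2(\eta|w^{-1})_o .
\end{equation}
Since $\eta$ and $w^{-1}$ have no common prefix, \eqref{eq:prefix} for $d$ and for $d_*$ gives
\begin{equation}\label{eq:close}
\bigl|\psi_n-|w_n|\bigr|\le C,\qquad\bigl|\psi^*_n-|w_n|_*\bigr|\le C,\qquad\psi_n,\psi_n^*\ge n/C-C .
\end{equation}
For $\vartheta\in(0,1)$ let $\mathcal{F}_\vartheta$ be the Banach space of functions with $|f(\xi)-f(\xi')|\le C_f\vartheta^n$ whenever $\xi,\xi'$ share their first $n$ letters, normed by $\|f\|_\vartheta=\|f\|_\infty+\inf C_f$. By \eqref{eq:b1}, $b(x^{-1},\xi)=|x|+\frac2c\log\rho(\xi,x)$, and $\rho(\xi,x)\ge e^{-c|x|}$, so $b(x^{-1},\cdot)$ is $\rho$-Lipschitz. By \eqref{eq:prefix}, $\rho(\xi,\xi')\le Ce^{-cn/C}$ if $\xi,\xi'$ share $n$ letters. So $\psi\in\mathcal{F}_\vartheta$ for some $\vartheta$, and the same argument with \eqref{eq:strong} for $d_*$ gives $\psi^*\in\mathcal{F}_\vartheta$ after increasing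 $\vartheta$.

\paragraph{The invariant measure.} Let $\mathcal{L}f(\xi)=\sum_{S\xi'=\xi}e^{-v\psi(\xi')}f(\xi')$. For $x\in\mathcal{S}$ let $V_x=\{\xi:x\xi\text{ is reduced}\}$; the sets $xV_x$ partition $\Sigma$. By \eqref{eq:conf},
\[
\int\mathcal{L}f\,d\nu=\sum_{x\in\mathcal{S}}\int_{V_x}e^{-vb(x,\xi)}f(x\xi)\,d\nu(\xi)=\sum_{x\in\mathcal{S}}\int_{xV_x}f\,d\nu=\int f\,d\nu .
\]
The Ruelle--Perron--Frobenius theorem \cite[Theorem~2.2]{PP} says that $\mathcal{L}$ acting on $\mathcal{F}_\vartheta$ has a simple positive eigenvalue with a strictly positive eigenfunction $\mathsf{h}$, and that the rest of its spectrum lies in a disc of smaller radius. Integrating $\mathcal{L}\mathsf{h}$ against $\nu$ shows that the eigenvalue is $1$. Normalize $\int\mathsf{h}\,d\nu=1$. Then $\mathcal{L}^nf$ converges exponentially fast to a multiple of $\mathsf{h}$, and integrating against $\nu$ shows that the multiple is $\int f\,d\nu$. Let $\mu=\mathsf{h}\nu$ and $\hat{\mathcal{L}}f=\mathsf{h}^{-1}\mathcal{L}(\mathsf{h}f)$. Then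
\[
\hat{\mathcal{L}}1=1,\qquad\int\hat{\mathcal{L}}f\,d\mu=\int f\,d\mu,\qquad\hat{\mathcal{L}}(f\cdot f'\circ S)=f'\,\hat{\mathcal{L}}f,
\]
and $\|\hat{\mathcal{L}}^nf-\int f\,d\mu\|_\infty\le C\vartheta_1^n\|f\|_\vartheta$ for some $\vartheta_1<1$. It follows that $\int f\cdot f'\circ S^n\,d\mu=\int f'\,\hat{\mathcal{L}}^nf\,d\mu$. With $f=1$ this says that $\mu$ is $S$-invariant; letting $n\to\infty$, it says that $\mu$ is mixing, hence ergodic; and with $n=1$ it says that $E_\mu(f\mid S^{-1}\mathcal{B})=(\hat{\mathcal{L}}f)\circ S$, where $\mathcal{B}$ is the Borel $\sigma$-algebra.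

\paragraph{The constants and a martingale.} Let $\bar\psi=\int\psi\,d\mu$, $\tau=\int\psi^*\,d\mu/\bar\psi$ and $G=\psi^*-\tau\psi$. Both integrals are positive by the last inequality in \eqref{eq:close}, so $\tau>0$, and $\int G\,d\mu=0$. The series $u=\sum_{n\ge1}\hat{\mathcal{L}}^nG$ converges uniformly. Put $M=G+u-u\circ S$. Since $\hat{\mathcal{L}}u=u-\hat{\mathcal{L}}G$ and $\hat{\mathcal{L}}(u\circ S)=u$, we get $\hat{\mathcal{L}}M=0$. Hence
\begin{equation}\label{eq:mart}
E_\mu\bigl(M\circ S^j\mid S^{-(j+1)}\mathcal{B}\bigr)=0,\qquad G_n=M_n-u+u\circ S^n .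
\end{equation}
Let $\sigma_0^2=\int M^2\,d\mu$ and $\sigma^2=\sigma_0^2/\bar\psi$.

If $\sigma=0$, then $M=0$ everywhere, as $M$ is continuous and $\mu$ has full support, so $|G_n|\le2\|u\|_\infty$. Every $w\in F$ is a prefix of some $\xi$, so $\bigl||w|_*-\tau|w|\bigr|\le C$ on $F$ by \eqref{eq:close}. Every $g\in\Gamma$ is within bounded distance of $F$ for both metrics, so the bound holds on $\Gamma$, and by left-invariance $|d_*-\tau d|\le C$. This is the last assertion of the proposition.

\paragraph{The central limit theorem at fixed time.} The $\sigma$-algebras in \eqref{eq:mart} decrease, so we reverse time. Let $\hat\mu$ be the shift-invariant measure on bi-infinite reduced words $(x_j)_{j\in\mathbb{Z}}$ under which $x_{j+1}x_{j+2}\cdots$ has law $\mu$ for each $j$; it is mixing, since mixing for cylinder sets reduces to that of $\mu$. Put $Y_j=M(x_{1-j}x_{2-j}\cdots)$. Then $(Y_j)_{j\in\mathbb{Z}}$ is stationary, ergodic and bounded, and $E(Y_j\mid Y_{j-1},Y_{j-2},\dots)=0$ by \eqref{eq:mart}, because $Y_{j-1},Y_{j-2},\dots$ are functions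 of $x_{2-j}x_{3-j}\cdots$. The Billingsley--Ibragimov theorem states that for a stationary ergodic square-integrable martingale difference sequence, $n^{-1/2}(Y_1+\dots+Y_n)$ converges in law to the centered normal law of variance $EY_1^2$. Here $Y_1+\dots+Y_n$ has the law of $M_n$ under $\mu$. So $G_n/\sqrt n\to\mathcal{N}_{\sigma_0}$ in law under $\mu$.

The same holds under $\nu=\mathsf{h}^{-1}\mu$. For fixed $j$ we have $|G_n\circ S^j-G_n|\le2j\|G\|_\infty$, so for $t\in\mathbb{R}$
\[
\int e^{itG_n/\sqrt n}\,\mathsf{h}^{-1}\,d\mu=\int e^{itG_n/\sqrt n}\,\hat{\mathcal{L}}^j(\mathsf{h}^{-1})\,d\mu+O(j|t|/\sqrt n),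
\]
and $\hat{\mathcal{L}}^j(\mathsf{h}^{-1})\to\int\mathsf{h}^{-1}\,d\mu=1$ uniformly. Let $n\to\infty$ and then $j\to\infty$.

\paragraph{Stopping at length $T$.} For $T>0$ let $n_T(\xi)=\min\{n\ge1:\psi_n(\xi)\ge T\}$, so $T\le\psi_{n_T}\le T+\|\psi\|_\infty$. To pass from the fixed time $\bar n_T=\lfloor T/\bar\psi\rfloor$ to the random time $n_T$ we need a maximal inequality. For fixed $n$, the sums $R_k=\sum_{j=k}^{n-1}M\circ S^j$ form a martingale for the $\sigma$-algebras $S^{-k}\mathcal{B}$ as $k$ decreases from $n$ to $0$, and $\|R_0\|_2=\sigma_0\sqrt n$ by orthogonality of the increments. Doob's $L^2$ inequality gives $\|\max_k|R_k|\|_2\le2\sigma_0\sqrt n$. As $M_k=R_0-R_k$, \eqref{eq:mart} yields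
\begin{equation}\label{eq:max}
\bigl\|\max_{k\le n}|G_k|\bigr\|_{L^2(\mu)}\le3\sigma_0\sqrt n+2\|u\|_\infty .
\end{equation}
By the ergodic theorem $\psi_{n}/n\to\bar\psi$, hence $n_T/T\to1/\bar\psi$, $\mu$-almost everywhere. Let $0<\varepsilon<1/(2\bar\psi)$ and $j_T=\bar n_T-\lceil\varepsilon T\rceil$, which is nonnegative for large $T$. With $\mu$-probability tending to $1$ we have $|n_T-\bar n_T|\le\varepsilon T$. On this event both $n_T$ and $\bar n_T$ lie in $[j_T,j_T+2\varepsilon T+1]$, and $G_n=G_{j_T}+G_{n-j_T}\circ S^{j_T}$ gives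
\[
|G_{n_T}-G_{\bar n_T}|\le2\Bigl(\max_{k\le2\varepsilon T+1}|G_k|\Bigr)\circ S^{j_T}.
\]
By invariance of $\mu$ and \eqref{eq:max}, the right side has $L^2(\mu)$-norm at most $C\sqrt{\varepsilon T}+C$ with $C$ independent of $\varepsilon$ and $T$. By Chebyshev's inequality, letting $T\to\infty$ and then $\varepsilon\to0$, we get $(G_{n_T}-G_{\bar n_T})/\sqrt T\to0$ in $\mu$-probability, hence in $\nu$-probability because $\nu\le C\mu$. Under $\nu$, $G_{\bar n_T}/\sqrt T\to\mathcal{N}_\sigma$ since $\bar n_T/T\to1/\bar\psi$. By \eqref{eq:close}, $|w_{n_T}|_*-\tau T=\psi^*_{n_T}-\tau\psi_{n_T}+O(1)=G_{n_T}+O(1)$. Therefore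
\begin{equation}\label{eq:rayCLT}
\int\chi\bigl(z_T(w_{n_T(\xi)}(\xi))\bigr)\,d\nu(\xi)\longrightarrow\int\chi\,d\mathcal{N}_\sigma\qquad(\chi\in C(\overline{\mathbb{R}}),\ T\to\infty).
\end{equation}

\paragraph{Reading the sample in $\Lambda^T$.} The stopping rule is discontinuous and depends on the whole past of the ray, so the left side of \eqref{eq:rayCLT} is not the integral of a continuous function against $\Lambda^T$. We replace it by a telescoping weight that depends only on $\psi_n$ and $\psi_{n+1}$. Let $\mathcal{K}:\mathbb{R}\to[0,1]$ be continuous, equal to $0$ on $(-\infty,0]$ and to $1$ on $[1,\infty)$, and put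
\[
W_n=\mathcal{K}(\psi_{n+1}-T)-\mathcal{K}(\psi_n-T),\qquad I_T=\int\sum_{n\ge1}W_n(\xi)\,\chi\bigl(z_T(w_n(\xi))\bigr)\,d\nu(\xi).
\]
For $T\ge\|\psi\|_\infty$ we have $\sum_{n\ge1}W_n=1-\mathcal{K}(\psi-T)=1$. If $W_n\ne0$ then $|\psi_n-T|\le1+\|\psi\|_\infty$, and $n_T$ satisfies the same bound. For $n'>n$ we have $\psi_{n'}-\psi_n=\psi_{n'-n}\circ S^n\ge(n'-n)/C-C$ by \eqref{eq:close}. So $W_n\ne0$ forces $|n-n_T|\le C$; thus $\sum_n|W_n|\le C$, and $z_T(w_n)-z_T(w_{n_T})=O(T^{-1/2})$ for these $n$. By uniform continuity of $\chi$ and \eqref{eq:rayCLT},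
\begin{equation}\label{eq:IT}
I_T\longrightarrow\int\chi\,d\mathcal{N}_\sigma .
\end{equation}

Now sort $I_T$ by the prefix $w=w_n(\xi)\in F\setminus\{o\}$. Write $\xi=w\eta$. The product $w\eta$ is reduced exactly when $\eta$ and $y=w^{-1}$ have different first letters; let $\Sigma_y$ be the set of such $\eta$. By \eqref{eq:birkhoff}, $\psi_n(\xi)=|w|-2(\eta|y)_o$ and $\psi_{n+1}(\xi)=\psi_n(\xi)+\psi(\eta)$, and by \eqref{eq:conf} the change of variable has density $e^{-vb(w,\eta)}=e^{-v|w|}e^{2v(\eta|y)_o}$. Hence
\[
I_T=e^{-vT}\sum_{w\in F\setminus\{o\}}e^{-v(|w|-T)}\,\mathcal{J}(w^{-1},|w|-T)\,\chi(z_T(w)),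
\]
where for $y\in\overline{F}\setminus\{o\}$ and $s\in\mathbb{R}$
\[
\mathcal{J}(y,s)=\int_{\Sigma_y}e^{2v(\eta|y)_o}\Bigl[\mathcal{K}\bigl(s-2(\eta|y)_o+\psi(\eta)\bigr)-\mathcal{K}\bigl(s-2(\eta|y)_o\bigr)\Bigr]d\nu(\eta).
\]
The set $\Sigma_y$ is locally constant in $y$, and on it $(\eta|y)_o$ is continuous in $y$ and bounded by \eqref{eq:prefix}. So $\mathcal{J}$ is continuous by dominated convergence and vanishes for $|s|\ge C$. The set $\overline{F}\setminus\{o\}$ is closed in $\overline{\Gamma}$, so by Tietze's theorem and a cut-off in $s$, $\mathcal{J}$ extends to a function in $C_c(\overline{\Gamma}\times\mathbb{R})$. As $\pi(g)=1$ exactly when $g\in F$, and $g=o$ does not contribute for large $T$,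
\[
I_T=\int1_{\{q=1\}}\,e^{-vs}\mathcal{J}(y,s)\,\chi(z)\,d\Lambda^T .
\]
Along an admissible sequence, Proposition~\ref{prop:product} gives $I_{T_i}\to C_0\,\omega(\chi)$ with $C_0$ independent of $\chi$. Comparing with \eqref{eq:IT}, first for $\chi=1$, we get $C_0\,\omega(1)=1$ and then $\omega(\chi)/\omega(1)=\int\chi\,d\mathcal{N}_\sigma$. This proves Proposition~\ref{prop:caseB}. \qed

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
At least one of Propositions~\ref{prop:caseA} and~\ref{prop:caseB} applies; let $(\tau,\sigma)$ be a pair that it provides. Let $\mathcal{C}$ and $L$ be as in Corollary~\ref{cor:classes}. By part (a) of the corollary, every sequence $T_i\to\infty$ has a subsequence along which the law of $\hat z_{T_i}$ under the uniform measure on $\mathcal{A}_{T_i}(\mathcal{C},L)$ converges weakly on $\overline{\mathbb{R}}$ to $\mathcal{N}_\sigma$. Hence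
\begin{equation}\label{eq:final}
\text{the law of $\hat z_T$ on $\mathcal{A}_T(\mathcal{C},L)$ converges weakly to $\mathcal{N}_\sigma$ as $T\to\infty$,}
\end{equation}
and the mass of $[-\infty,t]$ converges to $\mathcal{N}_\sigma(t)$ whenever $t$ is not an atom of $\mathcal{N}_\sigma$. The case $\mathcal{C}=Q$, $L=\infty$ is the convergence in Theorem~\ref{thm:main}.

This convergence determines $(\tau,\sigma)$. If it holds for $(\tau_1,\sigma_1)$ and $(\tau_2,\sigma_2)$, then for some $R$ and all large $T$ both normalized variables lie in $[-R,R]$ with probability more than $\frac12$, so their difference $(\tau_2-\tau_1)\sqrt T$ is at most $2R$ in absolute value. Thus $\tau_1=\tau_2$, and then $\sigma_1=\sigma_2$. So the pair does not depend on $\Gamma_0$ or on the proposition used, and it is the pair of Theorem~\ref{thm:known} whenever that theorem applies.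

It remains to prove the three equivalences. If $|\lambda d-d_*|\le C$, then $|\lambda|g^n|-|g^n|_*|\le C$, and dividing by $n$ gives $\ell_*=\lambda\ell$. Suppose $\ell_*=\lambda\ell$. Given $\varepsilon>0$, Corollary~\ref{cor:classes}(c) gives $R$ such that all but a proportion $\varepsilon$ of the classes with $\ell<T$ have $T-R\le\ell<T$, and for them $\hat z_T=(\lambda-\tau)\sqrt T+O(R/\sqrt T)$. If $\lambda\ne\tau$ the laws of $\hat z_T$ would converge to a point mass at $\pm\infty$; so $\lambda=\tau$, the laws converge to the point mass at $0$, and $\sigma=0$. Finally, if $\sigma=0$ then $d,d_*$ are roughly similar, by Theorem~\ref{thm:known} or by Proposition~\ref{prop:caseB}.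
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:variants}]
\emph{(a) and (b).} Replace $\Gamma_0$ by $\Gamma_0\cap\Gamma_1$, which is again normal, of finite index, contained in $C_\Gamma(E)$, and free if $\Gamma_0$ is. The given subset of $\Gamma/\Gamma_1$ pulls back to a nonempty conjugation-invariant set $\mathcal{C}\subset Q$; without (a) take $\mathcal{C}=Q$, and without (b) take $L=\infty$. By Lemma~\ref{lem:cosets}, if the spectrum of $d$ is non-arithmetic then $\mathcal{M}=\mathbb{R}$ and every $L>0$ is allowed. Otherwise every $L\ge c_0$ is allowed. (If $\ell(\Gamma)$ generates $c_1\mathbb{Z}$, then $c_1\in\frac{c_0}2\mathbb{Z}$, so $c_0\le2c_1$ and $L\ge2c_1$ is enough for every $\Gamma_1$.) Now \eqref{eq:final} is the claim, and the constants are those of Theorem~\ref{thm:main} because they do not depend on $\Gamma_0$.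

\emph{(c).} A non-primitive loxodromic class contains an element $h$ with $(h^+,h^-)\in K$, which is a proper power and so has $k(h)\ge2$. By Lemma~\ref{lem:index}(b) there are $O(Te^{vT/2})$ such classes with $\ell<T$, and there are finitely many classes of finite order. By Corollary~\ref{cor:classes}(b) these form a proportion $o(1)$ of $\mathcal{A}_T(\mathcal{C},L)$, so removing them does not change the limit law.

\emph{(d).} Given $\varepsilon>0$, all but a proportion $\varepsilon$ of the classes in $\mathcal{A}_T(\mathcal{C},L)$ have $T-R\le\ell<T$, by Corollary~\ref{cor:classes}(c); by (c) the same holds with $2\varepsilon$ among the primitive ones, for large $T$. On these classes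
\[
\frac{\ell_*-\tau\ell}{\sqrt\ell}=\sqrt{T/\ell}\;\hat z_T+\frac{\tau(T-\ell)}{\sqrt\ell},
\]
where $T/\ell\to1$ and $(T-\ell)/\sqrt\ell\to0$ uniformly. By \eqref{eq:rescale} the two normalizations are uniformly close in $\overline{\mathbb{R}}$. So for $\chi\in C(\overline{\mathbb{R}})$ the averages of $\chi$ in the two normalizations differ by at most $4\varepsilon\|\chi\|_\infty+o(1)$, and $\varepsilon$ is arbitrary.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHM}
Blach\`ere, Ha\"{\i}ssinsky and Mathieu,
\emph{Harmonic measures versus quasiconformal measures for hyperbolic groups},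
2011.

\bibitem{BS}
Bonk and Schramm,
\emph{Embeddings of Gromov hyperbolic spaces}.

\bibitem{CP}
Stephen Cantrell and Mark Pollicott,
\emph{Central limit theorems for Green metrics on hyperbolic groups},
arXiv:2404.11512 (2024).

\bibitem{Coo}
Coornaert,
Pacific J. Math., 1993.

\bibitem{PP}
Parry and Pollicott,
\emph{Zeta functions and the periodic orbit structure of hyperbolic dynamics}.

\end{thebibliography}
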